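\title{A logarithmic propagator and an exotic universal $L_\infty$-automorphism of the Schouten algebra}

\begin{abstract}
A closed $1$-form on the space of pairs of points in the plane assigns a weight to every graph, and the weighted graph sums are candidates for $L_\infty$-automorphisms of the Schouten algebra of polyvector fields. Merkulov conjectured that the singular form $\frac{1}{\mathrm{i}}\,d\log\frac{z_1-z_2}{1+|z_1-z_2|}$ gives a universal automorphism that is not homotopic to the identity through universal formulae. We prove this conjecture. For every propagator with a simple pole of residue $c$ at the collision circle and with restriction $d\,\mathrm{Arg}$ to both boundary circles, the weights converge absolutely and define an $L_\infty$-automorphism. The coefficient of the tetrahedron graph is invariant under universal homotopies, and it equals $\zeta(3)\,c\,(3c^4+10c^2+15)/\pi^3$. For the conjectured propagator $c=-\mathrm{i}$, and the weight of the tetrahedron is $\zeta(3)/(8\pi^3\mathrm{i})$.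
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The Schouten algebra and its universal automorphisms}

Let $V$ be a finite-dimensional real graded vector space with homogeneous linear coordinates $x^\alpha$. The algebra of polyvector fields $\mathcal{T}=\mathcal{T}_{poly}(V)$ is the completed graded-commutative $\mathbb{C}$-algebra generated by the $x^\alpha$ and by variables $\psi_\alpha=\partial/\partial x^\alpha$ of degree $1-|x^\alpha|$. We write $\partial_y$ for the left and $\overleftarrow{\partial}_y$ for the right derivative with respect to a generator $y$. The Schouten bracket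
\[
[\gamma_1,\gamma_2]=\sum_\alpha\Big((\gamma_1\overleftarrow{\partial}_{\psi_\alpha})(\partial_{x^\alpha}\gamma_2)-(\gamma_1\overleftarrow{\partial}_{x^\alpha})(\partial_{\psi_\alpha}\gamma_2)\Big)
\]
extends the commutator of vector fields and has degree $-1$. It makes $\mathcal{T}[1]$ a graded Lie algebra, the \emph{Schouten algebra}; here $W[k]^d=W^{d+k}$.

We recall what an $L_\infty$-automorphism of this Lie algebra is. The operation $Q(\gamma_1,\gamma_2)=(-1)^{|\gamma_1|}[\gamma_1,\gamma_2]$ is graded symmetric and has degree $+1$ on $\mathcal{T}[2]$. It extends to a coderivation $\hat Q$ of the symmetric coalgebra $S(\mathcal{T}[2])$, and $\hat Q^2=0$ is the Jacobi identity. An \emph{$L_\infty$-endomorphism} of the Schouten algebra is a coalgebra endomorphism $\hat F$ of degree $0$ that commutes with $\hat Q$. It is determined by its components, which are graded symmetric $n$-linear maps $F_n$ of degree $2-2n$ on $\mathcal{T}$, and $\hat F\hat Q=\hat Q\hat F$ means that for all $n\ge2$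
\begin{equation}\label{eq:Linf}
\sum_{i<j}\pm F_{n-1}\big(Q(\gamma_i,\gamma_j),\gamma_{[n]\setminus\{i,j\}}\big)=\sum_{\{A,B\}}\pm\, Q\big(F_{|A|}(\gamma_A),F_{|B|}(\gamma_B)\big).
\end{equation}
Here $[n]=\{1,\dots,n\}$, the symbol $\gamma_A$ is the list of the $\gamma_i$ with $i\in A$, the second sum runs over unordered partitions of $[n]$ into two nonempty sets, and $\pm$ is the Koszul sign of the permutation that brings $\gamma_1,\dots,\gamma_n$ into the displayed order. The shift by $2$ is even, so these signs are computed with the degrees in $\mathcal{T}$. If $F_1=\mathrm{Id}$, then $\hat F$ is unitriangular with respect to arity, hence invertible, and $F$ is an \emph{$L_\infty$-automorphism}. A \emph{homotopy} from $F^0$ to $F^1$ is an $L_\infty$-morphism $F(t)+dt\,h(t)$ from the Schouten algebra to the differential graded Lie algebra $\mathcal{T}[1]\otimes\Omega^\bullet([0,1])$ with $F(0)=F^0$ and $F(1)=F^1$; its equations are written out in Section~\ref{sec:invariant}.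

We are interested in formulae that make sense for all $V$ at once. Such formulae are given by graphs. Regard $\gamma_1\otimes\dots\otimes\gamma_n$ as the function $\gamma_1(x^{(1)},\psi^{(1)})\cdots\gamma_n(x^{(n)},\psi^{(n)})$ of $n$ sets of variables, let $\mu$ be the multiplication map, which sets all the sets of variables equal, and put
\[
\Delta_{ij}=\sum_\alpha(-1)^{|\psi_\alpha|}\,\partial^{(i)}_{\psi_\alpha}\partial^{(j)}_{x^\alpha},\qquad i,j\in[n].
\]
For a directed graph $\Gamma$ with vertex set $[n]$ and ordered edges $e_1,\dots,e_N$, where an edge from $i$ to $j$ is the pair $(i,j)$, let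
\[
\Phi_\Gamma=\mu\circ\Delta_{e_1}\cdots\Delta_{e_N}.
\]
In words: place $\gamma_i$ at the vertex $i$; let each edge, with its own summation index $\alpha$, apply $\partial_{\psi_\alpha}$ at its tail and $\partial_{x^\alpha}$ at its head; multiply. An $n$-linear operator is \emph{universal} if it is a linear combination of the $\Phi_\Gamma$ with numerical coefficients that do not depend on $V$. An $L_\infty$-morphism is universal if its components are, and a homotopy is universal if the components of $F(t)$ and $h(t)$ are graph sums whose coefficients depend polynomially or smoothly on $t$ but not on $V$. A universal automorphism is \emph{exotic} if no universal homotopy joins it to the identity.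

\subsection{Configuration spaces, propagators and weights}

Each $\Delta_{ij}$ has degree $-1$, so $F_n$ must be a sum over graphs with $n$ vertices and $2n-2$ edges. The number $2n-2$ is also the real dimension of the space $\mathfrak{C}_n$ of configurations $(z_1,\dots,z_n)$ of $n$ distinct labeled points of $\mathbb{C}$ modulo common translations. This suggests attaching a closed $1$-form to each edge and taking the integral of their product over $\mathfrak{C}_n$ as the coefficient of the graph. One then hopes to obtain \eqref{eq:Linf} from Stokes' theorem for graphs with $2n-3$ edges: the collision of two points should produce the left side, and the separation of the points into two infinitely distant groups should produce the right side.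

The space $\mathfrak{C}_n$ is an open subset of the complex vector space $\mathbb{C}^n/\mathbb{C}$ and is oriented by the complex structure; $\mathfrak{C}_S$ denotes the same space with labels in a finite set $S$, and $\mathfrak{C}_1$ is a point. It has a compactification $\widehat{\mathfrak{C}}_n$ to a manifold with corners, whose boundary strata arise when clusters of points collide and when clusters move infinitely far apart. The boundary has measure zero, so integrals over $\widehat{\mathfrak{C}}_n$ are integrals over $\mathfrak{C}_n$, and we need the compactification only for $n=2$. With $z=z_1-z_2=re^{\mathrm{i}\theta}$, the space $\widehat{\mathfrak{C}}_2$ is the closed cylinder $S^1\times[0,+\infty]$, with smooth coordinates $(r,\theta)$ near the \emph{collision circle} $r=0$ and $(\varrho,\theta)$, $\varrho=1/r$, near the \emph{circle at infinity}.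

A \emph{propagator} is a closed complex-valued $1$-form $\omega$ on $\mathfrak{C}_2$ whose integral over each circle $r=\mathrm{const}$ is $2\pi$. It is \emph{smooth} if it extends smoothly to the closed cylinder, and \emph{singular} if it extends smoothly except for at most a simple pole along the collision circle. Its \emph{restriction} to a boundary circle is the limit of its pullbacks to the circles $r=\varepsilon$ as $\varepsilon\to0$ or $\varepsilon\to\infty$; only this tangential part is meant. For $i\ne j$ let $\omega_{ij}$ be the pullback of $\omega$ under $(z_1,\dots,z_n)\mapsto(z_i,z_j)$. Let $\mathfrak{G}_{n,N}$ be the set of directed graphs with vertex set $[n]$, with $N$ edges and without loops, each with one fixed ordering of its edges. Put $F_1=\mathrm{Id}$ and, for $n\ge2$,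
\begin{equation}\label{eq:F}
F_n=\sum_{\Gamma\in\mathfrak{G}_{n,2n-2}}C_\Gamma\,\Phi_\Gamma,\qquad C_\Gamma=\int_{\mathfrak{C}_n}\bigwedge_{e\in E(\Gamma)}\frac{\omega_e}{2\pi}.
\end{equation}
Reordering the edges multiplies $C_\Gamma$ and $\Phi_\Gamma$ by the same sign, so the product does not depend on the chosen ordering.

\subsection{The conjecture}

The following facts are quoted in \cite{Merkulov}. They explain the question and are not used in our proofs.
\begin{enumerate}
\item[(a)] For a smooth propagator, \eqref{eq:F} is an $L_\infty$-morphism between two $L_\infty$-structures on $\mathcal{T}_{poly}(V)$, both with binary part the Schouten bracket. If the restrictions of $\omega$ to both boundary circles are $d\theta$, then both structures are the Schouten algebra and $F$ is a universal $L_\infty$-automorphism of it.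
\item[(b)] For $\omega=d\theta$ all weights $C_\Gamma$ with $n\ge2$ vanish, so $F=\mathrm{Id}$.
\item[(c)] Every smooth propagator has the form $d\theta+df$ with $f$ a smooth (or semialgebraic) function on the closed cylinder. If it satisfies the boundary condition in (a), the automorphism that it defines is homotopy equivalent to the trivial one.
\end{enumerate}
So smooth propagators give nothing exotic, and one is led to singular ones. The most naive singular form, $\frac1{\mathrm{i}}d\log z=d\theta-\mathrm{i}\,d\log r$, has a pole at infinity too, and it gives nothing either: a product of $2n-2$ holomorphic $1$-forms on a complex manifold of dimension $n-1$ is zero. The form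
\begin{equation}\label{eq:conj}
\omega=\frac1{\mathrm{i}}\,d\log\frac{z_1-z_2}{1+|z_1-z_2|}
\end{equation}
behaves like $\frac1{\mathrm{i}}d\log z$ at short distances and like $d\theta$ at long distances. Merkulov conjectured \cite{Merkulov} that it defines an exotic universal automorphism. Precisely, for the propagator \eqref{eq:conj}:
\begin{enumerate}
\item[(1)] all integrals $C_\Gamma$ converge;
\item[(2)] for every $V$, the family $F$ given by \eqref{eq:F} is an $L_\infty$-automorphism of the Schouten algebra, hence a universal one;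
\item[(3)] there is no universal homotopy between $F$ and the identity.
\end{enumerate}
None of the three parts is evident. Each $\omega_e$ has a non-integrable pole $dr/r$, so (1) needs cancellations. In (2), the poles could create boundary terms in Stokes' theorem that have no counterpart in \eqref{eq:Linf}. And (3) could fail for the reason behind (c): the form \eqref{eq:conj} is still $d\theta+df$, only with $f$ unbounded.

\subsection{Results}

It costs nothing to let the residue vary, and the proof of (3) needs this freedom. Put $\ell(r)=\log\frac{r}{1+r}$. Since $\ell=-\log(1+\varrho)$, the form $d\ell$ is smooth at infinity.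

\begin{definition}\label{def:adm}
A propagator is \emph{admissible with residue} $c\in\mathbb{C}$ if
\begin{equation}\label{eq:adm}
\omega=d\theta+c\,d\ell+dg
\end{equation}
with $g$ smooth on the closed cylinder and constant on each boundary circle.
\end{definition}

The admissible propagators are exactly the singular propagators whose restrictions to both boundary circles are $d\theta$ (Lemma~\ref{lem:adm}). The propagator \eqref{eq:conj} is $d\theta-\mathrm{i}\,d\ell$; it has $c=-\mathrm{i}$ and $g=0$.

\begin{theorem}\label{thm:A}
Let $\omega$ be admissible. Then all integrals $C_\Gamma$ converge absolutely, and for every $V$ the family $F$ given by \eqref{eq:F} is an $L_\infty$-automorphism of the Schouten algebra.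
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\omega$ be admissible with residue $c$.
\begin{enumerate}
\item[(i)] If $\omega$ is invariant under $z\mapsto-z$, then for the complete graph $K_4$, with any directions of the edges and with the edges ordered $12,13,14,23,24,34$,
\[
C_{K_4}=\frac{15\,\zeta(3)}{64\pi^3}\Big(c+\frac23c^3+\frac15c^5\Big)=\frac{\zeta(3)}{64\pi^3}\,c\,(3c^4+10c^2+15).
\]
\item[(ii)] For every admissible $\omega$: if $c\,(3c^4+10c^2+15)\neq0$, then $F$ is not universally homotopic to the identity, even if graphs with loops are allowed in the homotopy.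
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:conj}
Statements (1), (2) and (3) hold for the propagator \eqref{eq:conj}, and its tetrahedron weight is $C_{K_4}=\zeta(3)/(8\pi^3\mathrm{i})=-\zeta(3)/(2\pi\mathrm{i})^3$.
\end{corollary}

The quadratic polynomial $3y^2+10y+15$ has negative discriminant, so the hypothesis of Theorem~\ref{thm:B}(ii) holds for every nonzero real and every nonzero purely imaginary $c$. We make no claim about homotopy triviality or non-triviality at residues with $c\,(3c^4+10c^2+15)=0$, nor about how the homotopy class of $F$ depends on $g$.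

Section~\ref{sec:small} works out configurations of two and three points by hand and explains where $\zeta(3)$ comes from. Section~\ref{sec:algebra} turns \eqref{eq:Linf} into an identity in an exterior algebra of graphs. Section~\ref{sec:sectors} introduces coordinates in which all propagators have logarithmic poles and proves convergence. Sections~\ref{sec:vanishing} and~\ref{sec:stokes} prove Theorem~\ref{thm:A}; Sections~\ref{sec:invariant} and~\ref{sec:tetra} prove Theorem~\ref{thm:B} and Corollary~\ref{cor:conj}.

\section{Two, three and four points}\label{sec:small}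

Throughout, $z_{ij}=z_i-z_j=r_{ij}e^{\mathrm{i}\theta_{ij}}$, $\alpha_{ij}=d\log z_{ij}$, and for $S\subseteq[n]$ with $|S|\ge2$
\[
\rho_S^2=\sum_{\{i,j\}\subseteq S}r_{ij}^2,\qquad R=\rho_{[n]} .
\]
Thus $\rho_S$ measures the size of the cluster $S$ and $R$ the size of the whole configuration. We fix a smooth function $\chi:\mathbb{R}\to[0,1]$ equal to $0$ on $(-\infty,1]$ and to $1$ on $[2,\infty)$. For a positive function $x$ we have $d\chi(x)=x\chi'(x)\,d\log x$, where the factor $x\chi'(x)$ is bounded and supported in $\{1\le x\le2\}$.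

\subsection{Admissible propagators near the two circles}

\begin{lemma}\label{lem:adm}
The admissible propagators are exactly the singular propagators whose restrictions to both boundary circles are $d\theta$.
\end{lemma}

\begin{proof}
An admissible propagator has these properties, because $d\ell=dr/r-dr/(1+r)$ has no tangential part and $g$ is constant on both circles. Conversely, write $\omega=\frac1r(A\,dr+B\,d\theta)$ near $r=0$ with $A,B$ smooth. The restriction is $d\theta$, so $B/r\to1$; hence $B$ vanishes at $r=0$, and $B/r$ is smooth with value $1$ there. Closedness gives $\partial_\theta A=r\,\partial_r(B/r)$, which vanishes at $r=0$, so $A(0,\theta)=c$ is a constant. The form $\omega-d\theta-c\,d\ell$ is then smooth on the closed cylinder and closed with period $0$, so it is $dg$ with $g$ smooth. Its restrictions to both circles vanish, so $g$ is constant on each.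
\end{proof}

The local model at the collision circle is the form
\begin{equation}\label{eq:eta}
\eta^c=d\theta+c\,d\log r=a\,\alpha+b\,\bar\alpha,\qquad \alpha=d\log z,\quad a=\frac{c-\mathrm{i}}2,\quad b=\frac{c+\mathrm{i}}2,\quad 4ab=1+c^2,
\end{equation}
which is invariant under $z\mapsto tz$ for all $t\in\mathbb{C}^*$. Besides closedness, the proof of Theorem~\ref{thm:A} uses only two normal forms of an admissible $\omega$:
\begin{align}
\omega&=\eta^c+r\,(A_0\,d\log r+B_0\,d\theta),&&A_0,B_0\text{ smooth on }[0,\infty)_r\times S^1,\label{eq:nf0}\\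
\omega&=d\theta+A_\infty\,d\varrho+\varrho\,B_\infty\,d\theta,&&A_\infty,B_\infty\text{ smooth on }[0,\infty)_\varrho\times S^1.\label{eq:nfinf}
\end{align}
For \eqref{eq:nf0}, note that $\omega-\eta^c=d\tilde g$ with $\tilde g=g-c\log(1+r)$, that $d\tilde g=r\tilde g_r\,d\log r+\tilde g_\theta\,d\theta$, and that $\tilde g_\theta$ vanishes at $r=0$. For \eqref{eq:nfinf}, note that $\omega-d\theta=d(g-c\log(1+\varrho))$ and that $g_\theta$ vanishes at $\varrho=0$.

\subsection{Two points: the poles cancel}

For $n=2$ the only graph with two different edges has the edges $(1,2)$ and $(2,1)$. The form $\omega_{21}$ is the pullback of $\omega_{12}$ under $z\mapsto-z$, which preserves $\eta^c$. By \eqref{eq:nf0},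
\[
\omega_{12}\wedge\omega_{21}=\eta^c\wedge\eta^c+O(r)\,d\log r\wedge d\theta=O(1)\,dr\wedge d\theta\qquad(r\to0),
\]
and at infinity the form is smooth on the cylinder. So the weight converges because the two leading parts are equal. It is zero, since $z\mapsto-z$ preserves the orientation and changes the sign of the form; thus $F_2=0$ for every admissible $\omega$. The condition on the restriction to the collision circle is needed here: if $\omega=d\theta+c\,d\ell+dg$ with $g=g(\theta)$ near $r=0$, then $\omega_{12}\wedge\omega_{21}=c\,\big(g'(\theta+\pi)-g'(\theta)\big)\,d\ell\wedge d\theta$ near $r=0$, and this is not absolutely integrable unless it vanishes.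

Stokes' theorem for a single edge reads $\int d\big[\chi(r/\varepsilon)\chi(1/\varepsilon r)\big]\wedge\omega=0$. For small $\varepsilon$ the two cutoffs vary in disjoint regions and contribute $2\pi$ and $-2\pi$, because $\omega$ has period $2\pi$. The pole is invisible, since $d\chi(r/\varepsilon)\wedge dr=0$. The two contributions match the two sides of \eqref{eq:Linf} for $n=2$, which reads $Q=Q$.

\subsection{Three points: a triple collision contributes nothing}\label{sub:three}

Equation \eqref{eq:Linf} has no term for the simultaneous collision of three points, so this collision must contribute zero to Stokes' theorem. Take $n=3$ and the triangle graph. When all three points lie at mutual distances of order $\varepsilon$, each $\omega_e$ is close to $\eta^c_e$ by \eqref{eq:nf0}, and after rescaling the contribution of the cutoff $\chi(R/\varepsilon)$ becomes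
\[
\int_{\mathfrak{C}_3}d\chi(R)\wedge\eta^c_{23}\wedge\eta^c_{12}\wedge\eta^c_{13}.
\]
Separate the size and direction of the triangle from its shape: let $t=z_3-z_2$ and $z=(z_1-z_2)/t=x+\mathrm{i}y\in\mathbb{C}\setminus\{0,1\}$. Then $z_{12}=tz$ and $z_{13}=t(z-1)$, so $\eta^c_{12}=\eta^c_{23}+\tilde\eta_0$ and $\eta^c_{13}=\eta^c_{23}+\tilde\eta_1$ with $\tilde\eta_j=a\,d\log(z-j)+b\,d\log(\bar z-j)$. Since $\bar z(z-1)-z(\bar z-1)=2\mathrm{i}y$ and $dz\wedge d\bar z=-2\mathrm{i}\,dx\wedge dy$,
\begin{equation}\label{eq:nu}
\tilde\eta_0\wedge\tilde\eta_1=ab\Big(\frac1{z(\bar z-1)}-\frac1{\bar z(z-1)}\Big)dz\wedge d\bar z=4ab\,\nu,\qquad \nu=\frac{y\,dx\wedge dy}{|z|^2|z-1|^2}.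
\end{equation}
The computation holds for all $a,b$, and $a=b=\frac12$ gives $\nu=d\log|z|\wedge d\log|1-z|$. Next, $R=|t|\rho(z)$ with a function $\rho$ of the shape alone, so $\eta^c_{23}=d\arg t+c\,d\log R-c\,d\log\rho(z)$. The second term is killed by $d\chi(R)$, and the third by $\nu$, which has top degree in $z$. The integral is therefore
\[
(1+c^2)\int d\chi(R)\wedge d\arg t\wedge\nu=2\pi(1+c^2)\int_{\mathbb{C}}\nu=0 .
\]
The last integral converges absolutely, because the density of $\nu$ is $O(|z|^{-1})$ at $0$, $O(|z-1|^{-1})$ at $1$ and $O(|z|^{-3})$ at infinity, and it vanishes because the density is odd in $y$. Lemma~\ref{lem:vanish} extends this to any number of points.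

\subsection{Four points: where the residue is seen}

Suppose that $\omega$ is invariant under $z\mapsto-z$, so $\omega_{ij}=\omega_{ji}$. Then a graph with two edges on the same pair of vertices has weight $0$. Four edges on three vertices always repeat a pair, so $F_3=0$, and six edges on four vertices avoid a repetition only for $K_4$. The tetrahedron is the first candidate for a nonzero weight. Write $\omega=d\theta+df$ and deform it to $d\theta$ through $d\theta+s\,df$, which is admissible with residue $sc$. The derivative of the integrand in $s$ is the differential of $\sum_e\pm f_e\prod_{e'\ne e}\omega_{e'}$, so the derivative of the weight is a boundary term. We shall see that only the collision of all four points contributes. On $\{R=R_0\}$ with $R_0$ small,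
\[
f_e\approx(c\log R_0+\mathrm{const})+c\log(r_e/R).
\]
The first summand is the same for all edges and drops out by a pointwise identity. If $c=0$ nothing is left and the weight is zero, in agreement with (c). If $c\ne0$, the function $f$ remembers the shape of the collapsing configuration. Normalizing two of the points to $0$ and $1$ and using \eqref{eq:nu} twice, the derivative becomes a multiple of $c\,(1+s^2c^2)^2J$ with
\[
J=\iint\log|z-w|\,\nu(z)\,\nu(w).
\]
So the same form $\nu$ governs both theorems: its total mass is zero, which is the simplest case of the $L_\infty$-relations, and its logarithmic energy is $J=-\frac{3\pi^2}2\zeta(3)$, which is the obstruction. For $c=-\mathrm{i}$ the factor $1+s^2c^2$ vanishes at $s=1$, but $\int_0^1(1-s^2)^2\,ds=\frac8{15}$ does not.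

\section{The $L_\infty$-relations as an identity between graphs}\label{sec:algebra}

\subsection{The bracket as a graph operator}

The operators $\Delta_{ij}$ are odd and are built from graded-commuting derivatives, so they pairwise anticommute, and $\Delta_{ij}^2=0$; this includes the loops $i=j$. In particular, a graph with a repeated directed edge acts by zero. We claim that
\begin{equation}\label{eq:Q}
Q(\gamma_1,\gamma_2)=\mu(\Delta_{12}+\Delta_{21})(\gamma_1\otimes\gamma_2),
\end{equation}
which also shows that $Q$ is graded symmetric. Fix $\alpha$ and write $x,\psi$ for $x^\alpha,\psi_\alpha$. We have $\gamma\overleftarrow{\partial}_y=(-1)^{|y||\gamma|+|y|}\partial_y\gamma$ and $|x|+|\psi|=1$, so $|x||\psi|$ is even. Then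
\begin{align*}
(-1)^{|\psi|}\partial^{(1)}_\psi\partial^{(2)}_x(\gamma_1\gamma_2)&=(-1)^{|\psi|+|x||\gamma_1|}(\partial_\psi\gamma_1)(\partial_x\gamma_2)=(-1)^{|\gamma_1|}(\gamma_1\overleftarrow{\partial}_\psi)(\partial_x\gamma_2),\\
(-1)^{|\psi|}\partial^{(2)}_\psi\partial^{(1)}_x(\gamma_1\gamma_2)&=(-1)^{|\psi|+|\psi||\gamma_1|}(\partial_x\gamma_1)(\partial_\psi\gamma_2)=-(-1)^{|\gamma_1|}(\gamma_1\overleftarrow{\partial}_x)(\partial_\psi\gamma_2),
\end{align*}
and summing over $\alpha$ gives \eqref{eq:Q}.

\subsection{The graph algebra}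

For a finite set $S$ let $\mathsf{G}(S)$ be the exterior algebra over $\mathbb{C}$ on generators $e_{ij}$, $i,j\in S$. It acts on $\mathcal{T}^{\otimes S}$ through $e_{ij}\mapsto\Delta_{ij}$. A graph $\Gamma$ with ordered edges gives a monomial $e_\Gamma$ with $\Phi_\Gamma=\mu\circ e_\Gamma$, and universal $n$-linear operators are those of the form $\mu\circ\mathsf{X}$ with $\mathsf{X}\in\mathsf{G}([n])$. The loop generators $e_{ii}$ are needed only in Section~\ref{sec:invariant}. For disjoint $A,B\subseteq[n]$ put
\[
\mathsf{D}_{AB}=\sum_{i\in A,\,j\in B}(e_{ij}+e_{ji}),\qquad \mathsf{D}_{ij}=e_{ij}+e_{ji}.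
\]
Let $[n]/ij$ be the set obtained by merging $i$ and $j$ into one element $*$, and let $\mathrm{sub}_{ij}:\mathsf{G}([n]/ij)\to\mathsf{G}([n])$ be the algebra map with
\[
e_{*p}\mapsto e_{ip}+e_{jp},\qquad e_{p*}\mapsto e_{pi}+e_{pj},\qquad e_{**}\mapsto e_{ii}+e_{jj}+e_{ij}+e_{ji},\qquad e_{pq}\mapsto e_{pq}
\]
for $p,q\ne*$. These formulae express the Leibniz rule: a derivative applied to a product of functions of several sets of variables, after these sets have been identified, is the sum of the derivatives in each set. With \eqref{eq:Q} this gives, for operators $X=\mu\circ\mathsf{X}$ and $Y=\mu\circ\mathsf{Y}$ of the appropriate arities with $\mathsf{Y}$ even,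
\begin{equation}\label{eq:leibniz}
\begin{aligned}
\pm X\big(Q(\gamma_i,\gamma_j),\gamma_{[n]\setminus\{i,j\}}\big)&=\mu\;\mathrm{sub}_{ij}(\mathsf{X})\,\mathsf{D}_{ij}\,(\gamma_1\otimes\dots\otimes\gamma_n),\\
\pm Q\big(X(\gamma_A),Y(\gamma_B)\big)&=\mu\;\mathsf{D}_{AB}\,\mathsf{X}_A\mathsf{Y}_B\,(\gamma_1\otimes\dots\otimes\gamma_n),
\end{aligned}
\end{equation}
where $\pm$ are the Koszul signs of \eqref{eq:Linf} and $\mathsf{X}_A\in\mathsf{G}(A)$ is $\mathsf{X}$ with its vertices relabeled by $A$. The signs appear when the factors of the function $\gamma_1\cdots\gamma_n$ are reordered; no further sign appears in the second line, since the even operator $\mathsf{Y}_B$ passes $\gamma_A$ freely.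

Let $F_n=\mu\circ\mathsf{F}_n$ with $\mathsf{F}_n\in\mathsf{G}([n])$ of degree $2n-2$ and invariant under $S_n$. Then $F_n$ is graded symmetric, $\mathsf{F}_n$ is even and so central, and by \eqref{eq:leibniz} the relations \eqref{eq:Linf} hold for every $V$ as soon as
\begin{equation}\label{eq:graph}
\sum_{i<j}\mathsf{D}_{ij}\,\mathrm{sub}_{ij}(\mathsf{F}_{n-1})=\sum_{\{A,B\}}\mathsf{D}_{AB}\,\mathsf{F}_A\mathsf{F}_B\qquad(n\ge2).
\end{equation}

\subsection{A generating form}\label{sub:gen}

To treat all graphs at once and to keep the signs under control, we work in the graded tensor product $\Omega^\bullet(\mathfrak{C}_n)\otimes\mathsf{G}([n])$, in which $1$-forms anticommute with the $e_{ij}$. Forms are written to the left of the generators, $\int(\beta\,\mathsf{X})=(\int\beta)\,\mathsf{X}$, and the integral of a form of the wrong degree is $0$. Put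
\[
\Theta_n=\prod_{i\ne j}\Big(1+\frac1{2\pi}\omega_{ij}e_{ij}\Big),\qquad \mathsf{F}'_n=\int_{\mathfrak{C}_n}\Theta_n,\qquad \mathsf{F}'_1=1 .
\]
The factors are even and commute. Moving all forms to the left in $\omega_{e_1}e_{e_1}\cdots\omega_{e_N}e_{e_N}$ costs the sign $(-1)^{N(N-1)/2}$, which is $(-1)^{n-1}$ for $N=2n-2$. So, once the weights are known to converge, $\mathsf{F}'_n=(-1)^{n-1}\mathsf{F}_n$, where $\mathsf{F}_n=\sum_\Gamma C_\Gamma e_\Gamma$ is the element that defines \eqref{eq:F}. Replacing each $\mathsf{F}_n$ by $(-1)^{n-1}\mathsf{F}_n$ multiplies both sides of \eqref{eq:graph} by $(-1)^{n-2}$. A permutation of the labels permutes the factors of $\Theta_n$ and preserves the complex orientation of $\mathfrak{C}_n$, so $\mathsf{F}'_n$ is $S_n$-invariant. Hence \emph{the second assertion of Theorem~\ref{thm:A} follows from \eqref{eq:graph} for $\mathsf{F}'$}. For the same reason nothing changes if the operators in the definition of $\Phi_\Gamma$ are composed in the reverse order.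

\section{Sectors and convergence}\label{sec:sectors}

From now on $\omega$ is admissible with residue $c$. A degenerating configuration consists of clusters inside clusters, at many scales. We need finitely many coordinate systems that cover $\mathfrak{C}_n$ and in which every $\omega_{ij}$ has at worst logarithmic poles along coordinate hyperplanes. A shortest spanning tree reads off the scales.

\subsection{Sectors}

Let $\mathsf{T}$ be a spanning tree on $[n]$ with directed and ordered edges $\mathsf{t}_1,\dots,\mathsf{t}_{n-1}$, and let $w_p$ be the difference of the endpoints of $\mathsf{t}_p$. The $w_p$ are complex linear coordinates on $\mathbb{C}^n/\mathbb{C}$. Let $P_{ij}$ be the set of indices of the edges on the path from $i$ to $j$ in $\mathsf{T}$, so that $z_{ij}=\sum_{p\in P_{ij}}\pm w_p$, and let $m(i,j)=\max P_{ij}$. For $0\le k\le n-1$, the \emph{sector} $U$ attached to $\mathsf{T}$, the ordering and $k$ is the set of configurations with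
\begin{enumerate}
\item[(S1)] $|w_p|\le r_{ij}$ whenever $p\in P_{ij}$,
\item[(S2)] $|w_1|\le\dots\le|w_{n-1}|$,
\item[(S3)] $|w_p|\le1$ for $p\le k$ and $|w_p|\ge1$ for $p>k$.
\end{enumerate}
The finitely many sectors cover $\mathfrak{C}_n$. Indeed, take $\mathsf{T}$ of minimal total length for the given configuration: if $r_{ij}<|w_p|$ with $p\in P_{ij}$, then exchanging $\mathsf{t}_p$ for the edge $ij$ would give a shorter spanning tree. Sectors overlap, but on sectors we only estimate absolute values, and such estimates can be summed. On $U$,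
\begin{equation}\label{eq:compare}
|w_{m(i,j)}|\le r_{ij}\le n\,|w_{m(i,j)}|,\qquad |w_{m_S}|\le\rho_S\le n^2|w_{m_S}|,\qquad m_S=\max_{i,j\in S}m(i,j).
\end{equation}

As coordinates on $U$ we use the angles $\theta_l=\arg w_l$ and the ratios of consecutive scales $\sigma_l\in(0,1]$ for $l\le k$ and $\tau_l\in(0,1]$ for $l>k$, defined by
\[
|w_l|=\sigma_l\sigma_{l+1}\cdots\sigma_k\quad(l\le k),\qquad |w_l|^{-1}=\tau_{k+1}\cdots\tau_l\quad(l>k).
\]
They embed $U$ into the compact space $\mathcal{K}=[0,1]^{n-1}\times(S^1)^{n-1}$. For $p\le m$ we have $w_p/w_m=M_{pm}e^{\mathrm{i}(\theta_p-\theta_m)}$, where $M_{mm}=1$ and, for $p<m$, the monomial $M_{pm}$ is $\sigma_p\cdots\sigma_{m-1}$ if $m\le k$, is $\sigma_p\cdots\sigma_k\tau_{k+1}\cdots\tau_m$ if $p\le k<m$, and is $\tau_{p+1}\cdots\tau_m$ if $k<p$. Hence, for $l\le k$,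
\begin{equation}\label{eq:div}
\sigma_l\text{ divides }M_{pm}\text{ if }p\le l<m;\qquad M_{pm}\text{ contains no }\sigma_{l'}\text{ with }l'\le l\text{ if }p>l.
\end{equation}
Write $z_{ij}=\pm w_mu_{ij}$ with $m=m(i,j)$ and $u_{ij}=1+\sum_{p\in P_{ij},\,p<m}\pm w_p/w_m$. The function $u_{ij}$ is smooth on $\mathcal{K}$, and $|u_{ij}|\ge1$ on $U$, hence on the closure $\bar U\subseteq\mathcal{K}$. So $\mathcal{N}=\{|u_{ij}|>\frac12\text{ for all }i\ne j\}$ is an open neighborhood of $\bar U$ in $\mathcal{K}$.

The \emph{log frame} consists of $\lambda_l=d\sigma_l/\sigma_l$ for $l\le k$, $d\tau_l$ for $l>k$, and $d\theta_l$ for all $l$. A form is \emph{log-smooth} if its coefficients in this frame extend smoothly to $\mathcal{N}$. A log-smooth $1$-form $\beta$ is thus a smooth map from $\mathcal{N}$ to the fixed complex vector space $\mathcal{W}$ spanned by the frame, and $\beta|_{\sigma_l=0}$ denotes the restriction of this map; it is not a pullback. Let $\mathrm{vol}$ be the product of the frame elements. A log-smooth form $H\,\mathrm{vol}$ is integrable over $U$ if $|H|\le C\prod_{l\le k}\sigma_l$.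 Such bounds come from the following version of Hadamard's lemma.

\begin{lemma}\label{lem:hadamard}
Let $H$ be smooth on $\mathcal{N}$.
\begin{enumerate}
\item[(a)] If $\mathcal{J}\subseteq[k]$ and $H|_{\sigma_l=0}=0$ for all $l\in\mathcal{J}$, then $|H|\le C\prod_{l\in\mathcal{J}}\sigma_l$ on $\bar U$.
\item[(b)] If $\mathcal{I}\subseteq[k]$, $H|_{\sigma_l=0}=0$ for all $l\in[k]\setminus\mathcal{I}$, and $H|_{\sigma_l=\sigma_{l'}=0}=0$ for all $l<l'\le k$, then on $\bar U$
\[
|H|\le C\Big(\prod_{l\le k}\sigma_l+\sum_{l_0\in\mathcal{I}}\ \prod_{l\le k,\ l\ne l_0}\sigma_l\Big).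
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Let $x\in\bar U$ and $\mathcal{Z}=\{l\le k:\sigma_l(x)=0\}$. Choose a coordinate box around $x$, with closure in $\mathcal{N}$, whose $\sigma_l$-side starts at $0$ for $l\in\mathcal{Z}$ and stays away from $0$ for $l\notin\mathcal{Z}$. For $l\in\mathcal{Z}$ let $P_l$ be the operator on functions on the box that sets $\sigma_l=0$. These operators commute, and for $\mathcal{Y}\subseteq\mathcal{Z}$ and smooth $H'$ the function $\prod_{l\in\mathcal{Y}}(1-P_l)H'$ is the integral of a mixed partial derivative of $H'$ over $\prod_{l\in\mathcal{Y}}[0,\sigma_l]$, so it is $O(\prod_{l\in\mathcal{Y}}\sigma_l)$. In (a), $H=\prod_{l\in\mathcal{J}\cap\mathcal{Z}}(1-P_l)H$. In (b), expand $1=\prod_{l\in\mathcal{Z}}\big(P_l+(1-P_l)\big)$: the terms with at least two factors $P_l$, or with one factor $P_l$, $l\notin\mathcal{I}$, kill $H$. In both cases the missing factors $\sigma_l$, $l\notin\mathcal{Z}$, are bounded below on the box and may be inserted at the cost of a constant. Finitely many boxes cover $\bar U$.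
\end{proof}

\subsection{The propagators on the hyperplanes $\sigma_l=0$}

For $l\le k$ let $\sim_l$ be the equivalence relation on $[n]$ generated by $\mathsf{t}_1,\dots,\mathsf{t}_l$. For $i\neq j$ we have $i\sim_lj$ if and only if $m(i,j)\le l$. As $\sigma_l\to0$, the differences $w_1,\dots,w_l$ shrink at a common rate, so each class of $\sim_l$ collapses to a point; see Figure~\ref{fig:tree}. A class is \emph{nontrivial} if it has at least two elements; for $l\ge1$ there is at least one.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]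
\draw (0,0) -- node[below] {$\mathsf{t}_1$} (0.4,0);
\draw (4,0) -- node[right] {$\mathsf{t}_2$} (4,0.7);
\draw (0,0) -- node[left] {$\mathsf{t}_3$} (-0.3,0.9);
\draw (0.4,0) -- node[below] {$\mathsf{t}_4$} (4,0);
\fill (0,0) circle (0.035) node[below left] {$1$};
\fill (0.4,0) circle (0.035) node[above] {$2$};
\fill (-0.3,0.9) circle (0.035) node[above] {$3$};
\fill (4,0) circle (0.035) node[below right] {$4$};
\fill (4,0.7) circle (0.035) node[above] {$5$};
\end{tikzpicture}
\caption{Five points with their shortest spanning tree, its edges numbered by increasing length. The edges $\mathsf{t}_1,\dots,\mathsf{t}_l$ generate the relation $\sim_l$. Its classes with more than one element are $\{1,2\}$ for $l=1$; $\{1,2\}$ and $\{4,5\}$ for $l=2$; $\{1,2,3\}$ and $\{4,5\}$ for $l=3$; and $\{1,\dots,5\}$ for $l=4$.}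
\label{fig:tree}
\end{figure}

For $p\le k$ the form $d\log w_p=\lambda_p+\dots+\lambda_k+\mathrm{i}\,d\theta_p$ is a constant element of $\mathcal{W}$. For a nontrivial class $B$ of $\sim_l$ let $\mathcal{A}_B$ be the span of the $d\log w_p$ with $p\le l$ and $\mathsf{t}_p\subseteq B$; its dimension is $|B|-1$. Let $\mathcal{V}_B=\mathcal{A}_B\oplus\bar{\mathcal{A}}_B$, where the bar is the antilinear involution of $\mathcal{W}$ that fixes the frame, and let $\phi_B:\mathcal{A}_B\to\mathbb{C}$ be the functional with $\phi_B(d\log w_p)=1$. Let $\mathcal{E}_l$ be the span of $\lambda_p$ $(l<p\le k)$, $d\tau_p$ $(p>k)$ and $d\theta_p$ $(p>l)$. The spaces $\mathcal{V}_B$ together span the $\lambda_p+\dots+\lambda_k$ and $d\theta_p$ with $p\le l$, so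
\begin{equation}\label{eq:split}
\mathcal{W}=\bigoplus_B\mathcal{V}_B\oplus\mathcal{E}_l .
\end{equation}
The summand $\mathcal{V}_B$ describes the inside of the cluster $B$, and $\mathcal{E}_l$ describes the positions of the clusters.

\begin{lemma}\label{lem:log}
Each $\omega_{ij}$ is log-smooth, and so is $\alpha_{ij}$ if $m(i,j)\le k$. Let $l\le k$.
\begin{enumerate}
\item[(i)] If $i\not\sim_lj$, then $\omega_{ij}|_{\sigma_l=0}\in\mathcal{E}_l$. If moreover $m(i,j)\le k$, then $\alpha_{ij}|_{\sigma_l=0}$ is a combination of the $d\log w_p$ with $p\in P_{ij}$, $p>l$, with coefficient sum $1$; in particular it lies in $\mathcal{E}_l$.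
\item[(ii)] If $i,j$ lie in a class $B$ of $\sim_l$, then $\alpha_{ij}\in\mathcal{A}_B$ and $\phi_B(\alpha_{ij})=1$ on $\mathcal{N}$, and $\omega_{ij}=a\alpha_{ij}+b\bar\alpha_{ij}$ at $\sigma_l=0$.
\item[(iii)] If $i\sim_lj$ and $h\not\sim_li$, then $\omega_{ih}|_{\sigma_l=0}=\omega_{jh}|_{\sigma_l=0}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $m=m(i,j)$ and $u=u_{ij}$.

\emph{The case $m\le k$.} We have $\alpha_{ij}=\sum_{p\in P_{ij}}\pm\frac{w_p}{z_{ij}}\,d\log w_p$. The coefficients $\pm M_{pm}e^{\mathrm{i}(\theta_p-\theta_m)}/u$ are smooth on $\mathcal{N}$, their sum is $1$, and those with $p\le l<m$ vanish at $\sigma_l=0$ by \eqref{eq:div}. The functions $r_{ij}=\sigma_m\cdots\sigma_k|u|$ and $\theta_{ij}=\theta_m+\arg(\pm u)$ are smooth on $\mathcal{N}$. By \eqref{eq:nf0},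
\begin{equation}\label{eq:short}
\omega_{ij}=(c+r_{ij}A_0)\,\mathrm{Re}\,\alpha_{ij}+(1+r_{ij}B_0)\,\mathrm{Im}\,\alpha_{ij},
\end{equation}
with $A_0,B_0$ evaluated at $(r_{ij},\theta_{ij})$. This gives log-smoothness and (i). If $m\le l$, the path from $i$ to $j$ stays in $B$ and $\sigma_l$ divides $r_{ij}$, which gives (ii).

\emph{The case $m>k$.} Here $i\not\sim_lj$. The functions $\varrho_{ij}=1/r_{ij}=\tau_{k+1}\cdots\tau_m/|u|$ and $\theta_{ij}$ are smooth on $\mathcal{N}$, and by \eqref{eq:nfinf}
\begin{equation}\label{eq:long}
\omega_{ij}=A_\infty\,d\varrho_{ij}+(1+\varrho_{ij}B_\infty)\,d\theta_{ij}.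
\end{equation}
This is a smooth form, hence log-smooth, and it is a combination of $d\tau_p$, $d\theta_m$, $du$ and $d\bar u$. In $du$, a term $d(M_{pm}e^{\mathrm{i}(\theta_p-\theta_m)})$ with $p\le l$ has all its log-frame coefficients divisible by $\sigma_l$, because $\sigma_{l'}\partial_{\sigma_{l'}}$, $\partial_{\tau}$ and $\partial_\theta$ preserve divisibility by $\sigma_l$; a term with $p>l$ lies in $\mathcal{E}_l$ by \eqref{eq:div}. This gives (i).

\emph{Part (iii).} The sets $P_{ih}$ and $P_{jh}$ differ only by elements of $P_{ij}\subseteq[l]$. So they have the same maximum $m'>l$, the edge $\mathsf{t}_{m'}$ is traversed in the same direction, and $u_{ih}-u_{jh}=\pm z_{ij}/w_{m'}$ is a sum of terms $\pm M_{pm'}e^{\mathrm{i}(\theta_p-\theta_{m'})}$ with $p\le l$. These terms and the log-frame coefficients of their differentials vanish at $\sigma_l=0$. In \eqref{eq:short}, with $\alpha=d\log w_{m'}+du/u$, and in \eqref{eq:long}, the forms $\omega_{ih}$ and $\omega_{jh}$ are given by the same expression in the coordinates, $u$ and $du$. So they agree at $\sigma_l=0$.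
\end{proof}

\subsection{The cancellation of the poles}

For two points, the poles canceled because the leading parts of the two forms were equal. In a cluster of $d+1$ points, the leading parts $a\alpha_e+b\bar\alpha_e$ differ, but all $\alpha_e$ take the value $1$ on the Euler field. For $\eta^0=d\theta$ this forces the top-degree product to vanish, since all factors are killed by scaling. A type argument transfers the vanishing to all residues.

\begin{lemma}\label{lem:linear}
Let $\mathcal{A}$ be a complex vector space of dimension $d\ge1$ with conjugate space $\bar{\mathcal{A}}$, let $\phi:\mathcal{A}\to\mathbb{C}$ be linear, and let $\alpha_1,\dots,\alpha_{2d}\in\mathcal{A}$ satisfy $\phi(\alpha_i)=1$. Then $\prod_{i=1}^{2d}(a\alpha_i+b\bar\alpha_i)=0$ in $\Lambda^{2d}(\mathcal{A}\oplus\bar{\mathcal{A}})$ for all $a,b\in\mathbb{C}$.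
\end{lemma}

\begin{proof}
Only the terms with $d$ factors from $\mathcal{A}$ and $d$ factors from $\bar{\mathcal{A}}$ survive, so the product is $(ab)^d\,\Xi$ with $\Xi$ independent of $a,b$. For $a=-\frac{\mathrm{i}}2$, $b=\frac{\mathrm{i}}2$ the factors $(\alpha_i-\bar\alpha_i)/2\mathrm{i}$ lie in the kernel of the nonzero linear functional $\alpha+\bar\beta\mapsto\phi(\alpha)+\overline{\phi(\beta)}$, which has dimension $2d-1$. So the product vanishes, and $ab=\frac14$ gives $\Xi=0$.
\end{proof}

We shall use Lemmas~\ref{lem:log} and~\ref{lem:linear} through a counting argument. If $2n-2$ vectors of $\mathcal{W}$ are each assigned to a summand of a direct sum decomposition of $\mathcal{W}$ that contains them, then their product is nonzero only if every summand receives exactly as many vectors as its dimension. At $\sigma_l=0$ we assign $\omega_e$ to $\mathcal{V}_B$ if $e$ lies inside the class $B$, and to $\mathcal{E}_l$ otherwise.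

\begin{lemma}\label{lem:count}
Let $l\le k$. Consider a product $H\,\mathrm{vol}$ of $2n-2$ log-smooth $1$-forms, each of which is either some $\omega_e$ or an extra form whose restriction to $\sigma_l=0$ is assigned to a summand of \eqref{eq:split} containing it. If there is a nontrivial class $B$ such that no extra form is assigned to $\mathcal{V}_B$, then $H|_{\sigma_l=0}=0$.
\end{lemma}

\begin{proof}
If the product were nonzero, $\mathcal{V}_B$ would receive exactly $2\dim\mathcal{A}_B$ vectors, all of the form described in Lemma~\ref{lem:log}(ii). Their product is zero by Lemma~\ref{lem:linear}.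
\end{proof}

\begin{proposition}\label{prop:conv}
For $\Gamma\in\mathfrak{G}_{n,2n-2}$ the form $\bigwedge_{e\in E(\Gamma)}\omega_e$ is absolutely integrable on $\mathfrak{C}_n$.
\end{proposition}

\begin{proof}
On a sector the form is $H\,\mathrm{vol}$ with $H$ smooth on $\mathcal{N}$. There are no extra forms, so $H|_{\sigma_l=0}=0$ for all $l\le k$ by Lemma~\ref{lem:count}, and $|H|\le C\prod_{l\le k}\sigma_l$ on $\bar U$ by Lemma~\ref{lem:hadamard}(a). Hence the integral of the absolute value over $U$ is at most $C$ times the Lebesgue measure of $\mathcal{K}$.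
\end{proof}

\section{Collisions of three or more points}\label{sec:vanishing}

The next lemma will be applied twice: with the residue $c$ of $\omega$ to a collapsing cluster, and with residue $0$ to three or more groups of points that move apart.

\begin{lemma}\label{lem:vanish}
Let $q\ge3$ and $c\in\mathbb{C}$, and let $e_1,\dots,e_{2q-3}$ be pairs of distinct elements of $[q]$. Let $\rho:\mathfrak{C}_q\to(0,\infty)$ be smooth, rotation invariant and homogeneous of degree $1$, and let $\varphi\in C^\infty(0,\infty)$ have compactly supported derivative. Then $d\varphi(\rho)\wedge\prod_{e}\eta^c_e$ is absolutely integrable on $\mathfrak{C}_q$, and its integral is $0$.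
\end{lemma}

\begin{proof}
\emph{Step 1: reduction to the space of shapes.} Let $t=z_{e_1}$, $\theta=\arg t$ and $\xi=z/t$. The space $\mathfrak{M}=\mathfrak{C}_q/\mathbb{C}^*$ of configurations modulo translations, rotations and scalings is identified with $\{\xi_{e_1}=1\}$ and has complex dimension $q-2$. Since $\rho(z)=|t|\rho(\xi)$, we have $\mathfrak{C}_q\cong(0,\infty)_\rho\times S^1_\theta\times\mathfrak{M}$. Put $\tilde\eta_e=a\,d\log\xi_e+b\,d\log\bar\xi_e$, a form on $\mathfrak{M}$. Then $\eta^c_e=\eta^c_{e_1}+\tilde\eta_e$ and $\eta^c_{e_1}=d\theta+c\,d\log\rho-c\,d\log\rho(\xi)$, so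
\begin{equation}\label{eq:shape}
d\varphi(\rho)\wedge\prod_e\eta^c_e=d\varphi(\rho)\wedge\eta^c_{e_1}\wedge\prod_{e\ne e_1}\tilde\eta_e=d\varphi(\rho)\wedge d\theta\wedge\prod_{e\ne e_1}\tilde\eta_e ,
\end{equation}
because $d\varphi(\rho)\wedge d\log\rho=0$ and $d\log\rho(\xi)\wedge\prod\tilde\eta_e$ is a form of degree $2q-3$ on a manifold of dimension $2q-4$. By type, $\prod_{e\ne e_1}\tilde\eta_e$ is $(ab)^{q-2}$ times a form independent of $a,b$. Comparing with $a=b=\frac12$, where $\tilde\eta_e=d\log|\xi_e|$, we get
\begin{equation}\label{eq:type}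
\prod_{e\ne e_1}\tilde\eta_e=(1+c^2)^{q-2}\,\Xi,\qquad\Xi=\prod_{e\ne e_1}d\log|\xi_e| .
\end{equation}
It remains to show that $\Xi$ is absolutely integrable on $\mathfrak{M}$ with integral $0$. The gain is that $\Xi$ is exact, with a primitive that grows only logarithmically.

\emph{Step 2: an estimate on $\mathfrak{M}$.} Conditions (S1) and (S2) are invariant under $\mathbb{C}^*$ and define finitely many sectors that cover $\mathfrak{M}$. On a sector use the coordinates $\sigma_l=|w_l/w_{l+1}|\in(0,1]$ and $\vartheta_l=\arg(w_l/w_{q-1})$, $l\le q-2$, and the log frame $d\sigma_l/\sigma_l$, $d\vartheta_l$. Now $M_{pm}=\sigma_p\cdots\sigma_{m-1}$; the functions $u_{ij}$ and the neighborhood $\mathcal{N}$ are defined as before, and \eqref{eq:div} and Lemma~\ref{lem:hadamard}(a) hold with the same proofs. The forms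
\[
\hat\alpha_{ij}=d\log\frac{z_{ij}}{w_{q-1}}=\sum_{p\in P_{ij}}\pm\frac{w_p}{z_{ij}}\,d\log\frac{w_p}{w_{q-1}},\qquad\hat\lambda_{ij}=\mathrm{Re}\,\hat\alpha_{ij},
\]
are log-smooth, and the coefficients in the sum add up to $1$. Fix $l\le q-2$ and a nontrivial class $B$ of $\sim_l$, and let $X_B=\sum\partial_{\vartheta_p}$, summed over $p\le l$ with $\mathsf{t}_p\subseteq B$. This nonzero real vector field rotates the cluster $B$, and in the limit $\sigma_l=0$ it changes no distance:
\[
\hat\lambda_{ij}(X_B)|_{\sigma_l=0}=0\qquad\text{for all }i\ne j.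
\]
Indeed, if $i,j\in B$, then $\hat\alpha_{ij}(X_B)=\mathrm{i}$ times the coefficient sum, with real part $0$. If $i,j$ lie in another class of $\sim_l$, no $p\in P_{ij}$ occurs in $X_B$. If $m(i,j)>l$, the coefficients with $p\le l$ vanish at $\sigma_l=0$. Consequently a product of $2q-4$ linear combinations of the $\hat\lambda_{ij}$, with coefficients smooth on $\mathcal{N}$, has a log-frame coefficient that vanishes at each $\sigma_l=0$. By Lemma~\ref{lem:hadamard}(a), such a product is bounded by $C\prod_ld\sigma_l\,d\vartheta_l$ on the sector. This applies to products of the forms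
\[
d\log|\xi_e|=\hat\lambda_e-\hat\lambda_{e_1},\qquad d\log\frac{r_{ij}}R=\hat\lambda_{ij}-\sum_{i'<j'}\frac{r_{i'j'}^2}{R^2}\,\hat\lambda_{i'j'} .
\]
The coefficients $r_{i'j'}^2/R^2$ are smooth on $\mathcal{N}$: the functions $|z_{i'j'}/w_{q-1}|^2$ are smooth and their sum is at least $1$, the term that belongs to $\mathsf{t}_{q-1}$. In particular, $\Xi$ is absolutely integrable.

\emph{Step 3: Stokes.} Let $\Xi'=\prod_{e\ne e_1,e_2}d\log|\xi_e|$ and $\chi_\varepsilon=\prod_{i<j}\chi(r_{ij}/\varepsilon R)$, which has compact support in $\mathfrak{M}$. Then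
\[
\int_{\mathfrak{M}}\chi_\varepsilon\,\Xi=-\int_{\mathfrak{M}}\log|\xi_{e_2}|\;d\chi_\varepsilon\wedge\Xi' .
\]
The left side tends to $\int_{\mathfrak{M}}\Xi$ by dominated convergence. On a sector $\sigma_1\cdots\sigma_{q-2}\le r_{ij}/|w_{q-1}|\le q$, so $|\log|\xi_{e_2}||\le C(1+\sum_l|\log\sigma_l|)$. The form $d\chi_\varepsilon$ is a sum of bounded multiples of $d\log(r_{ij}/R)$ supported in $\{r_{ij}\le2\varepsilon R\}$. By Step 2 the right side is bounded by a finite sum of integrals
\[
C\int\Big(1+\sum_l|\log\sigma_l|\Big)\mathbf{1}_{\{r_{ij}\le2\varepsilon R\}}\prod_ld\sigma_l\,d\vartheta_l ,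
\]
which tend to $0$ by dominated convergence.
\end{proof}

\begin{remark}
For $c=\pm\mathrm{i}$ the form in Lemma~\ref{lem:vanish} vanishes pointwise by \eqref{eq:type}. Steps 2 and 3 are needed even for the propagator \eqref{eq:conj}, because the lemma is also applied with residue $0$.
\end{remark}

\section{Stokes' theorem and the proof of Theorem~\ref{thm:A}}\label{sec:stokes}

Let $n\ge2$, $\Gamma\in\mathfrak{G}_{n,2n-3}$ and $\Omega=\bigwedge_{e\in E(\Gamma)}\omega_e$, a closed form of degree $2n-3$. Since $\Omega$ has poles, we replace Stokes' theorem on the compactification by a cutoff. We want one term for each cluster $S$ that collapses at a single scale, without contributions from nested collapses. To this end larger clusters are cut off earlier than smaller ones. Put $\varepsilon_S=\varepsilon^{\,n+1-|S|}$ and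
\[
\chi_\varepsilon=\chi\Big(\frac1{\varepsilon R}\Big)\prod_{S\subseteq[n],\ |S|\ge2}\chi\Big(\frac{\rho_S}{\varepsilon_S}\Big).
\]
On its support $r_{ij}\ge\varepsilon^{n-1}$ and $R\le1/\varepsilon$, so the support is compact in $\mathfrak{C}_n$ and
\begin{equation}\label{eq:stokes}
0=\int_{\mathfrak{C}_n}d\chi_\varepsilon\wedge\Omega=\sum_ST_S+T_\infty .
\end{equation}
Here $T_S$ is the integral of $d\chi(\rho_S/\varepsilon_S)\wedge\Omega$ times the remaining factors of $\chi_\varepsilon$, and $T_\infty$ is the same with $d\chi(1/\varepsilon R)$.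

\begin{proposition}\label{prop:limits}
As $\varepsilon\to0$, the following limits hold.
\begin{enumerate}
\item[(a)] $T_S\to0$ if $|S|\ge3$. For $S=\{i,j\}$: if exactly one edge $e$ of $\Gamma$ joins $i$ and $j$ and $\Omega=\omega_e\wedge\Omega'$, then $T_S\to2\pi\int_{\mathfrak{C}_{[n]/ij}}\Omega'|_{z_i=z_j}$; otherwise $T_S\to0$.
\item[(b)] $T_\infty\to-2\pi\sum_{\{A,B\}}\int_{\mathfrak{C}_A}\Omega_A\int_{\mathfrak{C}_B}\Omega_B$, where the sum runs over the partitions of $[n]$ into two nonempty sets with exactly one edge $e$ between them, $\Omega_A$ and $\Omega_B$ are the products over the edges inside $A$ and inside $B$, with signs such that $\Omega=\omega_e\wedge\Omega_A\wedge\Omega_B$, and $\int_{\mathfrak{C}_1}1=1$.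
\end{enumerate}
\end{proposition}

Each term is treated in two steps. First, estimates on sectors show that up to a small error the integral is concentrated on a good set, where the configuration has just two scales. Second, on the good set the rescaled integrand converges uniformly. We fix $0<\delta_1<1$ and put $\delta=\delta_1^{\,n}/2n^2$. The constants $C$ below depend on neither $\delta_1$ nor $\varepsilon$.

\subsection{Localization of $T_S$}\label{sub:locS}

Fix a sector and let $m=m_S$. If $m>k$, then $\rho_S\ge1$ by \eqref{eq:compare}, and the sector does not meet the support of $d\chi(\rho_S/\varepsilon_S)$ for $\varepsilon<\frac12$. Let $m\le k$. The form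
\[
d\log\rho_S=\sum_{\{i,j\}\subseteq S}\frac{r_{ij}^2}{\rho_S^2}\,\mathrm{Re}\,\alpha_{ij}
\]
is log-smooth: the functions $r_{ij}^2/|w_m|^2=M_{m(i,j)\,m}^2|u_{ij}|^2$ are smooth on $\mathcal{N}$, and their sum exceeds $\frac14$ because $m(i,j)=m$ for some pair. If $l<m$, then $d\log\rho_S|_{\sigma_l=0}\in\mathcal{E}_l$, since the pairs with $m(i,j)\le l$ have coefficient $0$ by \eqref{eq:div} and the other pairs are covered by Lemma~\ref{lem:log}(i). If $m\le l\le k$, then $S$ lies in one class $B_0$ of $\sim_l$, and $d\log\rho_S\in\mathcal{V}_{B_0}$. Write $d\log\rho_S\wedge\Omega=H\,\mathrm{vol}$. With $d\log\rho_S$ as the only extra form, Lemma~\ref{lem:count} gives the first two of the following statements.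
\begin{enumerate}
\item[($\alpha$)] $H|_{\sigma_l=0}=0$ if $l<m$.
\item[($\beta$)] $H|_{\sigma_l=0}=0$ if $m\le l\le k$ and $\sim_l$ has a nontrivial class other than $B_0$.
\item[($\gamma$)] $H|_{\sigma_l=\sigma_{l'}=0}=0$ if $l<l'\le k$.
\end{enumerate}
To prove ($\gamma$), we may assume by ($\alpha$) and ($\beta$) that $m\le l$ and that $\sim_{l'}$ has a single nontrivial class $B'$. Then $\mathcal{A}_{B'}=\mathcal{A}'\oplus\mathcal{A}''$, spanned by the $d\log w_p$ with $p\le l$ and with $l<p\le l'$, and $\mathcal{W}=\mathcal{V}'\oplus\mathcal{V}''\oplus\mathcal{E}_{l'}$ accordingly. Let $\sigma_l=\sigma_{l'}=0$. The form $d\log\rho_S$ and the $\omega_{ij}$ with $i\sim_lj$ lie in $\mathcal{V}'$. The $\omega_{ij}$ with $\{i,j\}\not\subseteq B'$ lie in $\mathcal{E}_{l'}$. For $i,j\in B'$ with $i\not\sim_lj$, Lemma~\ref{lem:log}(ii) for $l'$ gives $\omega_{ij}=a\alpha_{ij}+b\bar\alpha_{ij}$, and Lemma~\ref{lem:log}(i) for $l$ gives $\alpha_{ij}\in\mathcal{A}''$ with coefficient sum $1$. A nonzero product needs exactly $2\dim\mathcal{A}''$ such vectors in $\mathcal{V}''$,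 and they multiply to zero by Lemma~\ref{lem:linear}.

Let $\mathcal{I}$ be the set of $l$ with $m\le l\le k$ such that $\sim_l$ has exactly one nontrivial class. Then $H$ satisfies the bound of Lemma~\ref{lem:hadamard}(b). The integrand of $T_S$ is a bounded multiple of $H\,\mathrm{vol}$, and by \eqref{eq:compare} it is supported where
\begin{equation}\label{eq:suppS}
|w_m|=\sigma_m\cdots\sigma_k\in[\varepsilon_S/n^2,\,2\varepsilon_S].
\end{equation}
The first term of the bound contributes at most $C$ times the Lebesgue measure of $\{\sigma_m\cdots\sigma_k\le2\varepsilon\}$, which is $o(1)$. The term with index $l_0\in\mathcal{I}$ contributes the measure $d\sigma_{l_0}/\sigma_{l_0}$ times Lebesgue measure in the other coordinates. As $m\le l_0\le k$, condition \eqref{eq:suppS} confines $\sigma_{l_0}$, for fixed other coordinates, to an interval of logarithmic length at most $\log2n^2$. So the part of $U$ where some $\sigma_l$ $(l\ne l_0)$ or some $\tau_l$ is less than $\delta_1$ contributes at most $C\delta_1$. Let $U_{l_0}$ be the rest of $U$, where all these coordinates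 are at least $\delta_1$, and let $S'\supseteq S$ be the nontrivial class of $\sim_{l_0}$. It contains $\mathsf{t}_1,\dots,\mathsf{t}_{l_0}$, so $m_{S'}=l_0$.

If $S'\ne S$, then on the support $\rho_{S'}\le n^2|w_{l_0}|=n^2|w_m|/(\sigma_m\cdots\sigma_{l_0-1})\le2n^2\delta_1^{-n}\varepsilon_S$, while $\varepsilon_S\le\varepsilon\,\varepsilon_{S'}$. So $\chi(\rho_{S'}/\varepsilon_{S'})=0$ for small $\varepsilon$, and the integrand of $T_S$ vanishes on $U_{l_0}$. This is where the staggered scales $\varepsilon_S$ are used.

If $S'=S$, then $m=l_0$, and $U_{l_0}$ is contained in the good set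
\[
\mathcal{G}^S_\delta=\big\{r_{ij}\ge\delta\rho_S\ \text{ for } i,j\in S;\quad \delta\le r_{ij}\le\delta^{-1}\ \text{ for }\{i,j\}\not\subseteq S\big\}.
\]
Indeed, for $i,j\in S$ we have $r_{ij}\ge|w_1|=\sigma_1\cdots\sigma_{l_0-1}|w_{l_0}|\ge\delta_1^n\rho_S/n^2$. For $\{i,j\}\not\subseteq S$ we have $m'=m(i,j)>l_0$, so $|w_{m'}|$ or its inverse is a product of coordinates other than $\sigma_{l_0}$; thus $\delta_1^n\le|w_{m'}|\le\delta_1^{-n}$, and \eqref{eq:compare} gives the claim. Summing over sectors, we conclude that the part of $T_S$ coming from the complement of $\mathcal{G}^S_\delta$ is at most $C\delta_1+o(1)$ as $\varepsilon\to0$.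

\subsection{The limit of $T_S$}

Fix $i_0\in S$. Let $[n]/S$ be obtained by merging $S$ into one element $*$. Use the coordinates $y\in\mathfrak{C}_S$, $y_i=(z_i-z_{i_0})/\varepsilon_S$ for $i\in S$, and $z'\in\mathfrak{C}_{[n]/S}$, $z'_*=z_{i_0}$, $z'_j=z_j$ for $j\notin S$. They define a complex-linear isomorphism $\mathbb{C}^n/\mathbb{C}\cong\mathbb{C}^S/\mathbb{C}\times\mathbb{C}^{[n]/S}/\mathbb{C}$, so the orientation is the product orientation. On $\mathcal{G}^S_\delta\cap\{\varepsilon_S\le\rho_S\le2\varepsilon_S\}$ we have $1\le\rho_S(y)\le2$, $|y_{ij}|\ge\delta$ and $\delta\le|z'_{ij}|\le\delta^{-1}$. So the integration takes place in a fixed compact subset of $\mathfrak{C}_S\times\mathfrak{C}_{[n]/S}$, and there the following holds as $\varepsilon\to0$.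
\begin{itemize}
\item For an edge $e$ inside $S$, \eqref{eq:nf0} with $r_e=\varepsilon_S|y_e|$ gives $\omega_e\to\eta^c_e(y)$ uniformly.
\item For any other edge, $z_e=z'_e+\varepsilon_S\cdot(\text{linear function of }y)$, so $\omega_e\to\omega_e(z')$ uniformly, with no $dy$-component in the limit.
\item $d\chi(\rho_S/\varepsilon_S)=d\chi(\rho_S(y))$, and the other cutoffs equal $1$ for small $\varepsilon$: for $S'\subsetneq S$ we have $\rho_{S'}\ge\delta\varepsilon_S\ge2\varepsilon\,\varepsilon_S\ge2\varepsilon_{S'}$; for $S'\not\subseteq S$ we have $\rho_{S'}\ge\delta\ge2\varepsilon_{S'}$; and $R$ is bounded.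
\item The indicator function of $\mathcal{G}^S_\delta$ converges to that of $\{|y_{ij}|\ge\delta\rho_S(y)\}\times\{\delta\le|z'_{ij}|\le\delta^{-1}\}$ off the null set where some $|z'_{ij}|$ equals $\delta$ or $\delta^{-1}$.
\end{itemize}
Hence the integral over $\mathcal{G}^S_\delta$ tends to $\pm$ the product of $\int d\chi(\rho_S)\wedge\prod_{e\subseteq S}\eta^c_e$ over $\{|y_{ij}|\ge\delta\rho_S\}$ and $\int\prod_{e\not\subseteq S}\omega_e$ over $\{\delta\le|z'_{ij}|\le\delta^{-1}\}$. By degree this is $0$ unless exactly $2|S|-3$ edges lie inside $S$, in which case $2(n-|S|)=\dim_{\mathbb{R}}\mathfrak{C}_{[n]/S}$ edges remain. As $\delta\to0$, the second factor converges by Proposition~\ref{prop:conv}, and the first by Lemma~\ref{lem:vanish} if $|S|\ge3$; it does not depend on $\delta\le1$ if $|S|=2$. Since the upper limit as $\varepsilon\to0$ of the distance from $T_S$ to the product is at most $C\delta_1$ for every $\delta_1$,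
\[
\lim_{\varepsilon\to0}T_S=\pm\int_{\mathfrak{C}_S}d\chi(\rho_S)\wedge\prod_{e\subseteq S}\eta^c_e\;\cdot\int_{\mathfrak{C}_{[n]/S}}\prod_{e\not\subseteq S}\omega_e .
\]
For $|S|\ge3$ the first factor is $0$ by Lemma~\ref{lem:vanish}. For $|S|=2$ exactly one edge must join the two points; the first factor is then $\int d\chi(r)\wedge(d\theta+c\,d\log r)=2\pi$, and the sign is $+$ if $\Omega=\omega_e\wedge\Omega'$. This proves (a).

\subsection{Localization of $T_\infty$}\label{sub:locinf}

The form $d\chi(1/\varepsilon R)$ is a bounded multiple of $d\log R$ supported in $\{\frac1{2\varepsilon}\le R\le\frac1\varepsilon\}$. On sectors with $k=n-1$ we have $R\le n^2$, so they do not contribute for small $\varepsilon$. Let $k<n-1$. Then $R=v/(\tau_{k+1}\cdots\tau_{n-1})$, where $v^2=\sum_{i<j}|z_{ij}/w_{n-1}|^2$ is smooth and at least $1$ on $\mathcal{K}$, and $v\le n^2$. So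
\[
-d\log R=\sum_{p>k}\frac{d\tau_p}{\tau_p}-d\log v .
\]
For $l\le k$, the forms $d\tau_p$ and $d\log v|_{\sigma_l=0}$ lie in $\mathcal{E}_l$; for the latter, $v^2$ is a polynomial in the functions $w_p/w_{n-1}$ and their conjugates, whose differentials vanish at $\sigma_l=0$ if $p\le l$ and lie in $\mathcal{E}_l$ if $p>l$, as in the proof of Lemma~\ref{lem:log}. By Lemmas~\ref{lem:count} and~\ref{lem:hadamard}(a), the coefficients of $d\tau_p\wedge\Omega$ and $d\log v\wedge\Omega$ are $O(\prod_{l\le k}\sigma_l)$. So the integrand of $T_\infty$ is bounded by the measure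
\begin{equation}\label{eq:boundinf}
C\sum_{l_0>k}\frac{d\tau_{l_0}}{\tau_{l_0}}\prod_{l\ne l_0}d\tau_l\prod_ld\sigma_l\prod_ld\theta_l\qquad\text{on }\{\varepsilon\le\tau_{k+1}\cdots\tau_{n-1}\le2n^2\varepsilon\}.
\end{equation}
In the term with index $l_0$, the variable $\tau_{l_0}$ runs over an interval of logarithmic length at most $\log2n^2$, so the part where some $\sigma_l$ or some $\tau_l$ with $l\ne l_0$ is less than $\delta_1$ contributes at most $C\delta_1$. On the rest let $\mathcal{P}$ be the partition of $[n]$ into the classes generated by $\mathsf{t}_1,\dots,\mathsf{t}_{l_0-1}$. It has $n-l_0+1\ge2$ blocks. For $i,j$ in the same block, $m'=m(i,j)<l_0$ and $\delta_1^n\le|w_{m'}|\le\delta_1^{-n}$. For $i,j$ in different blocks, $m(i,j)\ge l_0$ and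
\[
r_{ij}\ge|w_{l_0}|=\tau_{l_0+1}\cdots\tau_{n-1}|w_{n-1}|\ge\delta_1^nR/n^2\ge\delta/\varepsilon .
\]
So the configuration lies in the good set
\[
\mathcal{G}^{\mathcal{P}}_{\delta,\varepsilon}=\big\{\delta\le r_{ij}\le\delta^{-1}\ \text{inside blocks};\quad r_{ij}\ge\delta/\varepsilon\ \text{across blocks}\big\}.
\]
For $\varepsilon<\delta^2$ these sets are disjoint for different $\mathcal{P}$. Therefore $T_\infty$ differs by at most $C\delta_1$ from the sum of the integrals over the sets $\mathcal{G}^{\mathcal{P}}_{\delta,\varepsilon}$, where $\mathcal{P}$ runs over the partitions with at least two blocks.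

\subsection{The limit of $T_\infty$}\label{sub:liminf}

Let $\mathcal{P}$ have $q\ge2$ blocks, and choose a point $i_B$ in each block $B$. Use the complex-linear coordinates $y^B\in\mathfrak{C}_B$, the positions relative to $z_{i_B}$, and $Z\in\mathfrak{C}_{\mathcal{P}}$, $Z_B=\varepsilon z_{i_B}$. On the part of the good set where $R\le1/\varepsilon$ we have $\delta\le|y_{ij}|\le\delta^{-1}$ and $\delta\le|Z_B-Z_{B'}|\le1$, which defines a fixed compact set. Edges inside blocks carry the forms $\omega_e(y)$, independent of $\varepsilon$. For an edge from $B$ to $B'\neq B$ we have $\varepsilon z_e=Z_B-Z_{B'}+\varepsilon\cdot(\text{linear function of }y)$. So $\varrho_e=\varepsilon/|\varepsilon z_e|\to0$ and $\theta_e\to\arg(Z_B-Z_{B'})$ in $C^1$, and \eqref{eq:nfinf} gives $\omega_e\to d\arg(Z_B-Z_{B'})$ uniformly; this is where the restriction to the circle at infinity is used. Also $\varepsilon R\to\hat\rho(Z)$ in $C^1$, where $\hat\rho^2=\sum_{\{B,B'\}}|B||B'||Z_B-Z_{B'}|^2$. The other cutoffs equal $1$ for small $\varepsilon$ because $\rho_S\ge\delta$, and the indicator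 function of the good set converges almost everywhere to that of $\{\delta\le|y_{ij}|\le\delta^{-1}\}\times\{|Z_B-Z_{B'}|\ge\delta\}$. The limit form vanishes by degree unless there are exactly $2q-3$ edges across blocks and $2|B|-2$ edges inside each block $B$. Letting $\varepsilon\to0$ and then $\delta\to0$, we find that $\mathcal{P}$ contributes
\[
\pm\int_{\mathfrak{C}_{\mathcal{P}}}d\chi(1/\hat\rho)\wedge\prod_{e\ \mathrm{across}}\eta^0_e\;\cdot\prod_B\int_{\mathfrak{C}_B}\Omega_B ,
\]
where the integrals over the $\mathfrak{C}_B$ converge absolutely by Proposition~\ref{prop:conv}. For $q\ge3$ the first factor converges absolutely and is $0$ by Lemma~\ref{lem:vanish} with residue $0$, $\rho=\hat\rho$ and $\varphi(x)=\chi(1/x)$. For $q=2$ the function $\hat\rho$ is a constant multiple of $|Z_A-Z_B|$, the function $\chi(1/\hat\rho)$ decreases from $1$ to $0$, the first factor is $-2\pi$, and the sign is $+$ if $\Omega=\omega_e\wedge\Omega_A\wedge\Omega_B$. This proves (b) and completes the proof of Proposition~\ref{prop:limits}.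

\subsection{Proof of Theorem~\ref{thm:A}}

Convergence is Proposition~\ref{prop:conv}. By Section~\ref{sub:gen} it remains to prove \eqref{eq:graph} for $\mathsf{F}'$. Apply \eqref{eq:stokes} and Proposition~\ref{prop:limits} to the part of $\Theta_n$ of form degree $2n-3$. For a pair $\{i,j\}$, the graphs with exactly one edge between $i$ and $j$ make up $\frac1{2\pi}(\omega_{ij}e_{ij}+\omega_{ji}e_{ji})\,\Theta'$, where $\Theta'$ is the part of form degree $2n-4$ of the product of the other factors. The forms in $\Theta'$ have even degree, so $e_{ij}$ and $e_{ji}$ pass them without a sign, and the limit of $T_{\{i,j\}}$ is $\mathsf{D}_{ij}\int\Theta'|_{z_i=z_j}$. On $z_i=z_j$, since $\omega_{*p}\wedge\omega_{*p}=0$,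
\[
\Big(1+\frac{\omega_{*p}e_{ip}}{2\pi}\Big)\Big(1+\frac{\omega_{*p}e_{jp}}{2\pi}\Big)=1+\frac{\omega_{*p}(e_{ip}+e_{jp})}{2\pi},
\]
and the same holds with $\omega_{p*},e_{pi},e_{pj}$. So $\int\Theta'|_{z_i=z_j}=\mathrm{sub}_{ij}(\mathsf{F}'_{n-1})$. For a partition $\{A,B\}$, the graphs with exactly one edge between $A$ and $B$ make up $\frac1{2\pi}\sum_e\omega_ee_e\,\Theta_A\Theta_B$, summed over the directed edges $e$ between $A$ and $B$. Only the parts of $\Theta_A$ and $\Theta_B$ of the even form degrees $2|A|-2$ and $2|B|-2$ contribute, so $T_\infty\to-\sum_{\{A,B\}}\mathsf{D}_{AB}\mathsf{F}'_A\mathsf{F}'_B$. The terms $T_S$ with $|S|\ge3$ tend to $0$. The limit of \eqref{eq:stokes} is \eqref{eq:graph} for $\mathsf{F}'$. \qed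

\section{The tetrahedron coefficient is a homotopy invariant}\label{sec:invariant}

To show that $F$ is exotic we need a number that universal homotopies cannot change. We take the total coefficient of $K_4$, forgetting the directions of the edges. In this section graphs may have loops.

\subsection{The equations of a homotopy}

An $L_\infty$-morphism $\mathcal{F}=F(t)+dt\,h(t)$ into $\mathcal{T}[1]\otimes\Omega^\bullet([0,1])$ satisfies \eqref{eq:Linf} for all $n\ge1$ with the extra term $d\mathcal{F}_n(\gamma_1,\dots,\gamma_n)$ on the right, where $d$ is the de Rham differential of the interval. The part without $dt$ says that each $F(t)$ is an $L_\infty$-endomorphism. Since $Q$ and $dt$ are odd, the part with $dt$ says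
\begin{equation}\label{eq:homotopy}
\dot F_n(\gamma_1,\dots,\gamma_n)=\sum_{i<j}\pm h_{n-1}\big(Q(\gamma_i,\gamma_j),\gamma_{[n]\setminus\{i,j\}}\big)+\sum_{(A,B)}\pm Q\big(h_{|A|}(\gamma_A),F_{|B|}(\gamma_B)\big),
\end{equation}
where the last sum runs over ordered partitions and the signs are as in \eqref{eq:Linf}. The opposite sign convention for $d$ replaces $h$ by $-h$. The map $h_n$ has degree $1-2n$, so in a universal homotopy it is a sum over graphs with $n$ vertices and $2n-1$ edges. To read \eqref{eq:homotopy} as an identity between graphs we need to know that the operators determine the coefficients.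

\begin{lemma}\label{lem:inj}
If $\mathsf{X}\in\mathsf{G}([n])$ and $\mu\circ\mathsf{X}=0$ for all $V$, then $\mathsf{X}=0$.
\end{lemma}

\begin{proof}
Parts of $\mathsf{X}$ of different degree give operators of different degree, so let $\mathsf{X}$ have degree $N$. Let $\Gamma$ be a graph with $N$ distinct directed edges. Take $V=\mathbb{R}^{E(\Gamma)}$ in degree $0$ and $\gamma_i=\prod_{e\text{ out of }i}\psi_e\prod_{e\text{ into }i}x^e$. Let $\Gamma'$ also have $N$ distinct directed edges. A term of $\Phi_{\Gamma'}(\gamma_1,\dots,\gamma_n)$ is given by an assignment of indices $E(\Gamma')\to E(\Gamma)$. It applies $2N$ derivatives to a product of $2N$ distinct variables, so it is nonzero only if each variable is differentiated once, at the vertex where it sits. This means that the assignment is a bijection that preserves tails and heads, so $\Gamma'=\Gamma$, the assignment is the identity, and the term is $\pm1$. Hence $\mu\circ\mathsf{X}$ applied to these $\gamma_i$ is $\pm$ the coefficient of $e_\Gamma$ in $\mathsf{X}$.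
\end{proof}

So every universal operator has a well-defined graph element, and by \eqref{eq:leibniz} a universal homotopy satisfies
\begin{equation}\label{eq:homgraph}
\dot{\mathsf{F}}_n=\sum_{i<j}\mathrm{sub}_{ij}(\mathsf{h}_{n-1})\,\mathsf{D}_{ij}+\sum_{(A,B)}\mathsf{D}_{AB}\,\mathsf{h}_A\mathsf{F}_B .
\end{equation}

\subsection{The invariant}

Let $\bar{\mathsf{G}}(S)$ be the exterior algebra on generators $\bar e_{ij}=\bar e_{ji}$, $i,j\in S$, and let $\pi:\mathsf{G}(S)\to\bar{\mathsf{G}}(S)$ be the algebra map $e_{ij}\mapsto\bar e_{ij}$. For $\mathsf{X}\in\mathsf{G}([4])$ let $\kappa(\mathsf{X})$ be the coefficient of $\bar e_{12}\bar e_{13}\bar e_{14}\bar e_{23}\bar e_{24}\bar e_{34}$ in $\pi(\mathsf{X})$, and for a universal $4$-linear operator $X=\mu\circ\mathsf{X}$ let $\kappa(X)=\kappa(\mathsf{X})$.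

\begin{lemma}\label{lem:kappa}
The functional $\kappa$ vanishes on $\mathsf{D}_{AB}\mathsf{X}_A\mathsf{Y}_B$ for every partition $[4]=A\sqcup B$ into nonempty sets and all $\mathsf{X}_A\in\mathsf{G}(A)$, $\mathsf{Y}_B\in\mathsf{G}(B)$, and on $\mathrm{sub}_{ij}(\mathsf{h})\mathsf{D}_{ij}$ for every $\mathsf{h}\in\mathsf{G}([4]/ij)$ of degree $5$. Consequently $\kappa(F_4)$ is invariant under universal homotopies.
\end{lemma}

\begin{proof}
Every monomial of $\pi(\mathsf{D}_{AB}\mathsf{X}_A\mathsf{Y}_B)$ has exactly one edge between $A$ and $B$, whereas $K_4$ has $|A||B|\ge3$. For the second claim let $*,p,q$ be the elements of $[4]/ij$. The map $\pi\circ\mathrm{sub}_{ij}$ takes the same value on $e_{*p}$ and $e_{p*}$, on $e_{*q}$ and $e_{q*}$, and on $e_{pq}$ and $e_{qp}$, so it factors as $\overline{\mathrm{sub}}\circ\pi$ with an algebra map $\overline{\mathrm{sub}}$ that fixes $\bar e_{pp}$ and $\bar e_{qq}$. The algebra $\bar{\mathsf{G}}(\{*,p,q\})$ has three loop generators and three others. A monomial of degree $5$ contains at least two loops, hence $\bar e_{pp}$ or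 $\bar e_{qq}$. Every monomial of its image, multiplied by $\pi(\mathsf{D}_{ij})$, contains this loop and is not $K_4$. By \eqref{eq:homgraph} for $n=4$, we get $\frac{d}{dt}\kappa(F_4(t))=0$.
\end{proof}

\begin{remark}
The proof uses only the shape of the right side of \eqref{eq:homgraph}, so it covers other formulations of homotopy. Let $H$ be a universal coderivation of degree $-1$ and $\hat F^1=\exp([\hat Q,H])\hat F^0$; the exponential is a finite sum in each arity because $[\hat Q,H]$ lowers the arity. Then $\hat F(t)=\exp(t[\hat Q,H])\hat F^0$ satisfies $\frac{d}{dt}\hat F=\hat Q(H\hat F)+(H\hat F)\hat Q$, whose components are \eqref{eq:homotopy} with $h$ the components of $H\hat F$. If $\hat F^1-\hat F^0=\hat QH+H\hat Q$ with $H$ a universal $(\hat F^0,\hat F^1)$-coderivation, then $F^1_4-F^0_4$ is a linear combination of terms of the two types in Lemma~\ref{lem:kappa}. In both cases $\kappa(F^1_4)=\kappa(F^0_4)$.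
\end{remark}

For the identity, $\kappa(F_4)=0$. For $F$ given by \eqref{eq:F}, the graphs that contribute to $\kappa$ are the $64$ directed versions of $K_4$, and with the edge order $12,13,14,23,24,34$ each has $\kappa(e_\Gamma)=1$. Therefore
\begin{equation}\label{eq:kappaF}
\kappa(F_4)=\frac1{(2\pi)^6}\int_{\mathfrak{C}_4}\prod_{i<j}(\omega_{ij}+\omega_{ji})=\frac{64}{(2\pi)^6}\int_{\mathfrak{C}_4}\prod_{i<j}\omega^{\mathrm{sym}}_{ij},
\end{equation}
where $\omega^{\mathrm{sym}}$ is the average of $\omega$ and its pullback under $z\mapsto-z$. It is admissible with the same residue, since $d\theta$ and $\ell$ are invariant. So part (ii) of Theorem~\ref{thm:B} reduces to part (i).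

\section{The weight of the tetrahedron}\label{sec:tetra}

\subsection{The deformation}

Let $n=4$ and let $\omega=d\theta+df$ be admissible with residue $c$ and invariant under $z\mapsto-z$, where $f=c\ell+g$ is normalized by $f\to0$ as $r\to\infty$. Then $f(-z)-f(z)$ is constant and tends to $0$, so $f$ is even. Near $r=0$ we have $f=c\log r+k_0+O(r)$ with a constant $k_0$, and $f$ is bounded for $r\ge1$. By \eqref{eq:compare}, on every sector
\begin{equation}\label{eq:fbound}
|f_e|\le C\Big(1+\sum_{l\le k}|\log\sigma_l|\Big).
\end{equation}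
For $s\in[0,1]$ the form $\omega^{(s)}=d\theta+s\,df$ is admissible with residue $sc$, and $\omega^{(s)}_{ij}=\omega^{(s)}_{ji}$. Number the edges $12,13,14,23,24,34$ of $K_4$ by $e=1,\dots,6$ and put
\[
\Omega_s=\prod_e\omega^{(s)}_e,\qquad\Omega^e_s=\prod_{e'\ne e}\omega^{(s)}_{e'},\qquad\beta_s=\sum_e(-1)^{e-1}f_e\,\Omega^e_s ,
\]
so that $d\beta_s=\sum_e(-1)^{e-1}df_e\wedge\Omega^e_s=\partial_s\Omega_s$. Let $I(s)=\int_{\mathfrak{C}_4}\Omega_s$, so $C_{K_4}=I(1)/(2\pi)^6$. We have $I(0)=0$, since the six forms $d\theta_e$ on a $6$-dimensional manifold are all killed by the scaling vector field.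

We want to compute $I'(s)$ by Stokes' theorem. The collision of all four points will contribute, and there $f_e$ grows like $c\log R$. We therefore remove this collision by a sharp boundary, whose contribution can be expanded exactly. For $0<R_0<1$ let $I_{R_0}(s)=\int_{R\ge R_0}\Omega_s$. The form $\Omega_s$ is a polynomial of degree at most $6$ in $s$. By Proposition~\ref{prop:conv} for seven values of $s$ and Lagrange interpolation, its coefficient forms are absolutely integrable. So $I$ and $I_{R_0}$ are polynomials, $I'_{R_0}(s)=\int_{R\ge R_0}\partial_s\Omega_s$, and $I'_{R_0}(s)\to I'(s)$ as $R_0\to0$. Let $\Sigma_{R_0}=\{R=R_0\}\subseteq\mathfrak{C}_4$, oriented so that $dR$ followed by the orientation of $\Sigma_{R_0}$ is the orientation of $\mathfrak{C}_4$.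

\subsection{The integral over $\Sigma_{R_0}$}

Let $\eta_e=\eta^{sc}_e$, $\Omega^e_{\mathrm{hom}}=\prod_{e'\ne e}\eta_{e'}$, and let $\bar r=(\prod_er_e)^{1/6}$ be the geometric mean of the six distances.

\begin{lemma}\label{lem:sphere}
The form $\beta_s$ is absolutely integrable on $\Sigma_{R_0}$ for $0<R_0<1$, and
\[
\lim_{R_0\to0}\int_{\Sigma_{R_0}}\beta_s=6c\int_{\Sigma_1}\log\frac{r_{12}}{\bar r}\;\eta_{13}\,\eta_{14}\,\eta_{23}\,\eta_{24}\,\eta_{34},
\]
with an absolutely convergent integral on the right.
\end{lemma}

\begin{proof}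
Since $R\ge|w_3|$, only sectors with $k=3$ meet $\Sigma_{R_0}$. There $|w_3|=\sigma_3$, and the functions $u_{ij}$ and $v=R/\sigma_3\ge1$ depend only on $\sigma_1,\sigma_2$ and the angles; so $\mathcal{N}$ is a product with factor $[0,1]_{\sigma_3}$, and $\Sigma_{R_0}$ is the graph $\sigma_3=R_0/v$. As $d\log R=\lambda_3+d\log v$, we have $\mathrm{vol}=\pm\,d\log R\wedge\lambda_1\lambda_2\,d\theta_1d\theta_2d\theta_3$. Hence a $5$-form $\beta$ with $d\log R\wedge\beta=H\,\mathrm{vol}$ restricts to $\Sigma_{R_0}$ with density $\pm H/(\sigma_1\sigma_2)$ with respect to $d\sigma_1d\sigma_2\,d\theta_1d\theta_2d\theta_3$.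

Let $d\log R\wedge\Omega^e_s=H^e\,\mathrm{vol}$. Statement ($\alpha$) of Section~\ref{sub:locS} with $S=[4]$ and $m=3$ shows that $H^e$ vanishes at $\sigma_1=0$ and at $\sigma_2=0$. Let $H^e_0=H^e|_{\sigma_3=0}$, regarded as a function on $\mathcal{N}$ independent of $\sigma_3$. Lemma~\ref{lem:hadamard}(a) gives $|H^e|,|H^e_0|\le C\sigma_1\sigma_2$ and $|H^e-H^e_0|\le C\sigma_1\sigma_2\sigma_3$. By Lemma~\ref{lem:log}(ii) with $l=3$, and because the log-frame coefficients of the $\alpha_{ij}$ and of $d\log R$ do not depend on $\sigma_3$, we have $d\log R\wedge\Omega^e_{\mathrm{hom}}=H^e_0\,\mathrm{vol}$. So $\Omega^e_s$ and $\Omega^e_{\mathrm{hom}}$ have bounded densities on $\Sigma_{R_0}$, and the difference of the densities is $O(R_0)$. On $\Sigma_{R_0}$,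
\[
f_e=c\log R_0+k_0+c\log(r_e/R)+O(R_0),\qquad|\log(r_e/R)|\le C(1+|\log\sigma_1|+|\log\sigma_2|).
\]
This gives absolute integrability. The forms $\eta_e$ and the functions $r_e/R$ are scale invariant, so we may move the main term to $\Sigma_1$:
\[
\int_{\Sigma_{R_0}}\beta_s=(c\log R_0+k_0)\int_{\Sigma_1}\Psi+c\int_{\Sigma_1}\sum_e(-1)^{e-1}\log\frac{r_e}R\;\Omega^e_{\mathrm{hom}}+O(R_0(1+|\log R_0|)),
\]
where $\Psi=\sum_e(-1)^{e-1}\Omega^e_{\mathrm{hom}}$.

The divergent term is absent, because $\Psi=0$ pointwise. Expand $\prod_{e=2}^6(\eta_e-\eta_1)$: terms with two factors $\eta_1$ vanish, and moving $-\eta_1$ from the place of $\eta_e$ to the front gives the sign $-(-1)^{e-2}=(-1)^{e-1}$. So $\Psi=\prod_{e=2}^6(\eta_e-\eta_1)$. Each factor is a combination of $d\log(z_e/z_{12})$ and its conjugate, so it is pulled back from $\mathfrak{M}=\mathfrak{C}_4/\mathbb{C}^*$, which has real dimension $4$. A product of five such forms is zero.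

Since $\Psi=0$, we may replace $\log(r_e/R)$ by $\log(r_e/\bar r)$, which obeys the same bound; this removes the function $R$ and keeps the symmetry. A transposition of two labels permutes the six edges evenly: for example, $(12)$ exchanges $13$ with $23$ and $14$ with $24$. So every $\mathsf{s}\in S_4$ acts on the edges by an even permutation. In the exterior algebra on six symbols $x_e$, with $X^e=\prod_{e'\ne e}x_{e'}$, apply $\mathsf{s}$ to $x_1\cdots x_6=(-1)^{e-1}x_eX^e$ and compare with the same identity for $\mathsf{s}e$; this gives $(-1)^{e-1}\mathsf{s}(X^e)=(-1)^{\mathsf{s}e-1}X^{\mathsf{s}e}$. As $\eta_{ij}=\eta_{ji}$, the group $S_4$ therefore permutes the six summands transitively. It preserves $R$, $\bar r$ and the orientation, so the six summands have the same integral, that of $e=1$.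
\end{proof}

\subsection{The other degenerations do not contribute}

\begin{lemma}\label{lem:bdry}
For $0<R_0<1$ we have $I'_{R_0}(s)=-\int_{\Sigma_{R_0}}\beta_s$.
\end{lemma}

\begin{proof}
The cutoff $\chi_\varepsilon=\chi(1/\varepsilon R)\prod_{S\subsetneq[4],\,|S|\ge2}\chi(\rho_S/\varepsilon)$ has compact support in $\{R\ge R_0\}$. The outward direction along $\Sigma_{R_0}$ is that of decreasing $R$, so
\[
\int_{R\ge R_0}\chi_\varepsilon\,d\beta_s+\int_{R\ge R_0}d\chi_\varepsilon\wedge\beta_s=-\int_{\Sigma_{R_0}}\chi_\varepsilon\,\beta_s .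
\]
As $\varepsilon\to0$, the first term tends to $I'_{R_0}(s)$ and the right side tends to $-\int_{\Sigma_{R_0}}\beta_s$, by dominated convergence and Lemma~\ref{lem:sphere}. We show that the second term tends to $0$. The factor $f_e$ is unbounded, so the bounds of Section~\ref{sub:locS}, which allow a measure $d\sigma_{l_0}/\sigma_{l_0}$, do not suffice. The graph $K_4$ gives a better bound, because merging vertices creates double edges.

\emph{Terms with $d\chi(\rho_S/\varepsilon)$, $S\subsetneq[4]$.} For $\varepsilon<\frac12$ only sectors with $m=m_S\le k$ contribute. Let $d\log\rho_S\wedge\Omega^e_s=H\,\mathrm{vol}$. We claim that $H|_{\sigma_l=0}=0$ for $l\le\min(k,2)$. For $l<m$ this is ($\alpha$). Let $l\ge m$.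

Let $l=1$. Then $S=\{i,j\}$ is the edge $\mathsf{t}_1$ and the only nontrivial class of $\sim_1$. The space $\mathcal{V}_S$ has dimension $2$ and receives $d\log\rho_S$, so a nonzero product needs the edge $ij$ in $\Omega^e_s$. Then the omitted edge $e$ is not $ij$, and for at least one of the two other vertices $h$ both edges $ih$ and $jh$ occur. By Lemma~\ref{lem:log}(iii) and $\omega^{(s)}_{ih}=\omega^{(s)}_{hi}$, $\omega^{(s)}_{jh}=\omega^{(s)}_{hj}$, they restrict to the same vector, and the product is zero.

Let $l=2$. If $\sim_2$ has two nontrivial classes, use ($\beta$). Otherwise there is one class $B\supseteq S$ with $|B|=3$. The space $\mathcal{V}_B$ has dimension $4$ and receives $d\log\rho_S$, so a nonzero product needs all three edges inside $B$. The other two edges of $\Omega^e_s$ join $B$ to the fourth vertex, and they restrict to the same vector for the same reason. This proves the claim.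

If $k=3$, then $\sigma_3=|w_3|\ge R/16\ge R_0/16$ on the domain of integration. So in all cases $|H|\le C_{R_0}\prod_{l\le k}\sigma_l$. On the support $\sigma_m\cdots\sigma_k=|w_m|\le\rho_S\le2\varepsilon$, and with \eqref{eq:fbound} the term is at most
\[
C_{R_0}\int\Big(1+\sum_{l\le k}|\log\sigma_l|\Big)\mathbf{1}_{\{\sigma_m\cdots\sigma_k\le2\varepsilon\}}\prod d\sigma\,d\tau\,d\theta\longrightarrow0 .
\]

\emph{The term with $d\chi(1/\varepsilon R)$.} The bound \eqref{eq:boundinf} holds for each $\Omega^e_s$, and \eqref{eq:fbound} adds the factor $1+\sum_{l\le k}|\log\sigma_l|$, which does not involve $\tau_{l_0}$. So the complement of the good sets $\mathcal{G}^{\mathcal{P}}_{\delta,\varepsilon}$ contributes at most $C\delta_1(1+|\log\delta_1|)$. On a good set the integrand converges uniformly on a fixed compact set, as in Section~\ref{sub:liminf}, with $f_e=f_e(y)$ for edges inside blocks and $f_e\to0$ for edges across blocks. If $\mathcal{P}$ has a block $B$ with two or three elements, a nonzero limit form needs $2|B|-2=2$ or $4$ edges inside $B$, but $K_4$ has only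 $1$ or $3$. If all blocks are singletons, all $f_e$ tend to $0$. So the limit is $0$ for each $\mathcal{P}$. Letting $\varepsilon\to0$ and then $\delta_1\to0$ finishes the proof.
\end{proof}

\subsection{Reduction to the logarithmic energy of $\nu$}

Let $t=z_4-z_3$, $\theta=\arg t$, $z=(z_1-z_3)/t$ and $w=(z_2-z_3)/t$. Then $\mathfrak{C}_4\cong\mathbb{C}^*_t\times\mathfrak{M}$ as complex manifolds, with coordinates $(z,w)$ on $\mathfrak{M}$, and $R=|t|\rho(z,w)$. So $\Sigma_1\cong S^1_\theta\times\mathfrak{M}$. Its orientation is $d\theta$ followed by the complex orientation of $\mathfrak{M}$, because $d\log R$ and $d\log|t|$ differ by a form on $\mathfrak{M}$. Write $\eta_e=\eta_{34}+\tilde\eta_e$ with $\tilde\eta_e$ a form on $\mathfrak{M}$. Moving $\eta_{34}$ past four $1$-forms costs no sign, and on $\Sigma_1$ we have $\eta_{34}=d\theta-sc\,d\log\rho(z,w)$. Since $z_{13}=tz$, $z_{14}=t(z-1)$, $z_{23}=tw$ and $z_{24}=t(w-1)$, formula \eqref{eq:nu} with residue $sc$ gives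
\[
\eta_{13}\eta_{14}\eta_{23}\eta_{24}\eta_{34}\big|_{\Sigma_1}=d\theta\wedge\tilde\eta_{13}\tilde\eta_{14}\tilde\eta_{23}\tilde\eta_{24}=(1+s^2c^2)^2\,d\theta\wedge\nu(z)\wedge\nu(w).
\]
The six distances divided by $|t|$ are $|z-w|,|z|,|z-1|,|w|,|w-1|,1$, so
\begin{equation}\label{eq:logsplit}
\log\frac{r_{12}}{\bar r}=\frac56\log|z-w|-\frac16\big(\log|z|+\log|z-1|+\log|w|+\log|w-1|\big).
\end{equation}

To integrate term by term, let $\mathsf{n}=y/(|z|^2|z-1|^2)$ be the density of $\nu$. By the bounds in Section~\ref{sub:three}, $\mathsf{n}\in L^p(\mathbb{C})$ for $1\le p<2$, and $\mathsf{n}$ times $\log|z|$, $\log|z-1|$ or $\log(1+|z|)$ is integrable. Write $\log|\cdot|=k_-+k_+$ with $k_-=\min(\log|\cdot|,0)\in L^3$ and $k_+=\max(\log|\cdot|,0)$. The convolution of a function in $L^3$ with a function in $L^{3/2}$ is bounded, by H\"older's inequality, and continuous, by continuity of translations in $L^3$; this applies to $|k_-|*|\mathsf{n}|$ and $k_-*\mathsf{n}$. Moreover $k_+(z-w)\le\log(1+|z|)+\log(1+|w|)$, so $k_+*\mathsf{n}$ is continuous by dominated convergence.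 Hence the potential
\[
\mathcal{U}(z)=\int_{\mathbb{C}}\log|z-w|\,\nu(w)
\]
is continuous, $\int|\log|z-w||\,|\nu(w)|\le C(1+\log(1+|z|))$, and $\log|z-w|$ is integrable against $|\nu(z)||\nu(w)|$. Each one-variable logarithm in \eqref{eq:logsplit} integrates to $0$, because $\int\nu=0$ in the other variable. Lemmas~\ref{lem:sphere} and~\ref{lem:bdry} give
\[
I'(s)=-6c\cdot2\pi\cdot\frac56\,(1+s^2c^2)^2J=-10\pi J\,c\,(1+s^2c^2)^2,\qquad J=\int_{\mathbb{C}}\mathcal{U}\,\nu,
\]
and, since $I(0)=0$,
\begin{equation}\label{eq:I1}
I(1)=-10\pi J\Big(c+\frac23c^3+\frac15c^5\Big).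
\end{equation}

\subsection{The value of $J$}

The potential of $\nu$ is a multiple of the Bloch--Wigner function $D(z)=\mathrm{Im}\,\mathrm{Li}_2(z)+\arg(1-z)\log|z|$, where $\mathrm{Li}_2(z)=\sum_{j\ge1}z^j/j^2$. We recall the properties that we need, with their proofs. On the closed unit disc, take the principal value of $\arg(1-z)$. There $D$ is continuous: the series for $\mathrm{Li}_2$ converges uniformly, $\arg(1-z)$ is bounded and continuous off $z=1$, where $\log|z|$ vanishes, and $\arg(1-z)=O(|z|)$ at $0$, so $D(0)=0$. From $d\,\mathrm{Li}_2=-\log(1-z)\,d\log z$ we get, for $0<|z|<1$,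
\begin{equation}\label{eq:dD}
dD=\log|z|\,d\arg(1-z)-\log|1-z|\,d\arg z .
\end{equation}
On the unit circle $D(1/z)=D(\bar z)=-D(z)$, so $D(z)=-D(1/z)$ extends $D$ to a continuous function on $\mathbb{C}$ that tends to $0$ at infinity. The right side $\varpi$ of \eqref{eq:dD} is a smooth form on $\mathbb{C}\setminus\{0,1\}$. Under $\iota(z)=1/z$ we have $\log|1-\frac1z|=\log|1-z|-\log|z|$ and $d\arg(1-\frac1z)=d\arg(1-z)-d\arg z$, so
\[
\iota^*\varpi=-\log|z|\,\big(d\arg(1-z)-d\arg z\big)+\big(\log|1-z|-\log|z|\big)\,d\arg z=-\varpi .
\]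
Hence $dD=\varpi$ also for $|z|>1$, and $\varpi$ is closed by continuity. Near a point of the unit circle other than $1$, the difference of $D$ and a local primitive of $\varpi$ is continuous and constant on each side of the circle, hence constant. So $D$ is smooth on $\mathbb{C}\setminus\{0,1\}$, and \eqref{eq:dD} holds there.

\begin{lemma}\label{lem:J}
$\mathcal{U}=-\pi D$ and $J=-\frac{3\pi^2}2\zeta(3)$.
\end{lemma}

\begin{proof}
Let $*$ be the Hodge star, $*dx=dy$, $*dy=-dx$, so that $d{*}d\varphi=(\nabla^2\varphi)\,dx\wedge dy$ with $\nabla^2=\partial_x^2+\partial_y^2$. For holomorphic nonvanishing $h$ the Cauchy--Riemann equations read $*d\log|h|=d\arg h$ and $*d\arg h=-d\log|h|$. By \eqref{eq:dD},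
\[
d{*}dD=d\big(-\log|z|\,d\log|1-z|+\log|1-z|\,d\log|z|\big)=-2\nu ,
\]
that is, $\nabla^2D=-2\mathsf{n}$ off $\{0,1\}$. Since $\nabla^2\log|z|=2\pi\delta_0$, Fubini's theorem gives $\nabla^2\mathcal{U}=2\pi\mathsf{n}$ in the sense of distributions. So the continuous function $\mathcal{U}+\pi D$ has zero distributional Laplacian off $\{0,1\}$. By Weyl's lemma it is harmonic there, and the two singularities are removable because the function is bounded near them.

Next, $\mathcal{U}\to0$ at infinity. As $\int\nu=0$, we have $\mathcal{U}(z)=\int\log|1-w/z|\,\nu(w)$. Let $|z|\ge4$. For $|w|<|z|/2$ use $|\log|1-w/z||\le2|w|/|z|$; this part is at most $2|z|^{-1}\int_{|w|<|z|/2}|w||\nu|=O(|z|^{-1}\log|z|)$. For $|w|\ge|z|/2\ge2$ we have $|w-1|\ge|w|/2$, so $|\mathsf{n}(w)|\le4|w|^{-3}$, and the substitution $w=zw'$ bounds this part by $4|z|^{-1}$ times the finite integral of $|\log|1-w'||\,|w'|^{-3}$ over $|w'|\ge\frac12$. Thus $\mathcal{U}+\pi D$ is harmonic on $\mathbb{C}$ and tends to $0$ at infinity, so it vanishes by the maximum principle, and $J=-\pi\int_{\mathbb{C}}D\,\nu$.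

The map $\iota$ preserves the orientation, $\iota^*D=-D$, and $\iota^*\nu=-d\log|z|\wedge(d\log|1-z|-d\log|z|)=-\nu$. So $\int_{\mathbb{C}}D\nu=2\int_{|z|<1}D\nu$. For $z=re^{\mathrm{i}\vartheta}$ with $r<1$, the expansion $\log(1-z)=-\sum_jz^j/j$ gives
\[
D=\sum_{j\ge1}r^j\Big(\frac1{j^2}-\frac{\log r}j\Big)\sin j\vartheta,\qquad\nu=\frac{dr}r\wedge\partial_\vartheta\log|1-z|\,d\vartheta=\sum_{j\ge1}r^{j-1}\sin j\vartheta\;dr\wedge d\vartheta .
\]
The form $D\nu$ is absolutely integrable, so we may integrate over $\vartheta$ first, using $\int_0^{2\pi}\sin j\vartheta\sin j'\vartheta\,d\vartheta=\pi\delta_{jj'}$ for each $r<1$. The resulting terms are nonnegative, and monotone convergence gives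
\[
\int_{|z|<1}D\nu=\pi\sum_{j\ge1}\int_0^1r^{2j-1}\Big(\frac1{j^2}-\frac{\log r}j\Big)dr=\pi\sum_{j\ge1}\Big(\frac1{2j^3}+\frac1{4j^3}\Big)=\frac{3\pi}4\zeta(3).
\]
Hence $\int_{\mathbb{C}}D\nu=\frac{3\pi}2\zeta(3)$ and $J=-\frac{3\pi^2}2\zeta(3)$.
\end{proof}

\subsection{Proofs of Theorem~\ref{thm:B} and Corollary~\ref{cor:conj}}

By \eqref{eq:I1} and Lemma~\ref{lem:J}, $I(1)=15\pi^3\zeta(3)\big(c+\frac23c^3+\frac15c^5\big)$. Dividing by $(2\pi)^6=64\pi^6$ gives part (i) of Theorem~\ref{thm:B}; the directions of the edges do not matter because $\omega_{ij}=\omega_{ji}$. For an arbitrary admissible $\omega$ with residue $c$, part (i) applied to $\omega^{\mathrm{sym}}$ and \eqref{eq:kappaF} give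
\[
\kappa(F_4)=\frac{\zeta(3)}{\pi^3}\,c\,(3c^4+10c^2+15).
\]
If this number is not zero, Lemma~\ref{lem:kappa} shows that $F$ is not universally homotopic to the identity, loops being allowed. This is part (ii). The same argument shows that admissible propagators with different values of $c\,(3c^4+10c^2+15)$ define automorphisms that are not universally homotopic to each other. \qed

The propagator \eqref{eq:conj} is admissible with $c=-\mathrm{i}$ and $g=0$, and it is invariant under $z\mapsto-z$. Statements (1) and (2) are Theorem~\ref{thm:A}. Since $c+\frac23c^3+\frac15c^5=\mathrm{i}\,(-1+\frac23-\frac15)=-\frac8{15}\mathrm{i}$, Theorem~\ref{thm:B}(i) gives $C_{K_4}=-\mathrm{i}\zeta(3)/(8\pi^3)=\zeta(3)/(8\pi^3\mathrm{i})$, which equals $-\zeta(3)/(2\pi\mathrm{i})^3$ because $(2\pi\mathrm{i})^3=-8\pi^3\mathrm{i}$. This is not zero, and (3) follows from Theorem~\ref{thm:B}(ii). \qed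

By Section~\ref{sec:small}, the automorphism defined by \eqref{eq:conj} has $F_2=F_3=0$, so it begins with
\[
F_1=\mathrm{Id},\qquad F_4=\frac{\zeta(3)}{8\pi^3\mathrm{i}}\sum_\Gamma\Phi_\Gamma ,
\]
where $\Gamma$ runs over the $64$ directed versions of $K_4$, each with the edge order $12,13,14,23,24,34$.

\begin{thebibliography}{9}
\bibitem{Merkulov} S.~A.~Merkulov, \emph{Operads, configuration spaces and quantization}, arXiv:1005.3381 (2010).
\end{thebibliography}
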